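\title{The cohomology of the de Rham, Betti and Dolbeault moduli stacks of a curve}

\begin{abstract}
Let $C$ be a smooth projective complex curve. We prove that the moduli stack of rank $r$ bundles with flat connection on $C$ and the moduli stack of semistable Higgs bundles of rank $r$ and degree $0$ on $C$ have isomorphic rational cohomology in every degree; this answers a question of Hennecart. More precisely, the stack of rank $r$ local systems and the stack of semistable Higgs bundles have isomorphic cohomology rings with arbitrary coefficients. The same holds in degree $d$ for twisted local systems, and over every open subset of the good moduli spaces. The proof compares both stacks with the space of harmonic bundles with a unitary frame at a base point: this space is proper over both good moduli spaces, and each of its fibers is a single $U(r)$-orbit contained in the closed $\mathrm{GL}_r$-orbit.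
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three moduli stacks and a question}

Let $C$ be a smooth projective complex curve of genus $g\ge 0$ with canonical bundle $\Omega_C$, and let $r\ge 1$ and $d$ be integers. A \emph{Higgs bundle} on $C$ is a pair $(E,\varphi)$ of a vector bundle $E$ and an $\mathcal O_C$-linear map $\varphi\colon E\to E\otimes\Omega_C$. Its slope is $\mu(E)=\deg E/\operatorname{rk}E$, and it is \emph{semistable} if $\mu(F)\le\mu(E)$ for every nonzero subsheaf $F\subset E$ with $\varphi(F)\subset F\otimes\Omega_C$. We consider three stacks.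
\begin{itemize}
\item The \emph{de Rham stack} $\mathfrak M^{\mathrm{dR}}_r(C)$ parametrizes rank $r$ vector bundles on $C$ with a flat algebraic connection. Such bundles have degree $0$.
\item The \emph{Dolbeault stack} $\mathfrak M^{\mathrm{Dol}}_{r,d}(C)$ parametrizes semistable Higgs bundles of rank $r$ and degree $d$.
\item The \emph{Betti stack} is the quotient $\mathfrak M^{\mathrm{Betti}}_{g,r,d}=[R^{\mathrm B}_d/\mathrm{GL}_r]$ by simultaneous conjugation of the affine scheme
\[
R^{\mathrm B}_d=\Big\{(A_1,B_1,\dots,A_g,B_g)\in\mathrm{GL}_r(\mathbf C)^{2g}\ :\ \prod_{i=1}^gA_iB_iA_i^{-1}B_i^{-1}=e^{2\pi id/r}\,\mathrm{Id}\Big\}.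
\]
For $d=0$ we drop $d$ from the notation: $R^{\mathrm B}=\operatorname{Hom}(\pi_1(C),\mathrm{GL}_r)$, and $\mathfrak M^{\mathrm{Betti}}_{g,r}$ is the stack of rank $r$ local systems on $C$.
\end{itemize}
The cohomology of a quotient stack $[X/H]$ is the $H$-equivariant cohomology of the space of complex points of $X$. It records the topology of the set of isomorphism classes together with the automorphism groups: the stack $B\mathrm{GL}_r$, which has one point, has rational cohomology $\mathbf Q[c_1,\dots,c_r]$ with $\deg c_i=2i$. Coefficients are rational unless a ring is indicated.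

Two comparison results are known. By Simpson, the Riemann--Hilbert correspondence gives isomorphisms
\begin{equation}\label{eq:RH}
\mathrm H^*(\mathfrak M_r^{\mathrm{dR}}(C))\cong\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r}),\qquad \mathrm H_*^{\mathrm{BM}}(\mathfrak M_r^{\mathrm{dR}}(C))\cong\mathrm H_*^{\mathrm{BM}}(\mathfrak M^{\mathrm{Betti}}_{g,r})
\end{equation}
in cohomology and in Borel--Moore homology. By Davison, Hennecart and Schlegel Mejia, for all $g,r,d$ and $C$ there is a canonical isomorphism of vector spaces $\mathrm H^{\mathrm{BM}}_*(\mathfrak M^{\mathrm{Betti}}_{g,r,d})\cong\mathrm H^{\mathrm{BM}}_*(\mathfrak M^{\mathrm{Dol}}_{r,d}(C))$. Together they show that the de Rham stack and the Dolbeault stack of degree $0$ have isomorphic Borel--Moore homology. The question posed in \cite{Hennecart} is whether the same is true of cohomology. It does not specify which structure the isomorphism should respect; we read it as asking for an isomorphism of graded vector spaces that preserves the cohomological degree, with no shift or regrading.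

\medskip
\noindent\textbf{Question.} \emph{Is $\mathrm H^k(\mathfrak M^{\mathrm{dR}}_r(C))\cong\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,0}(C))$ for every $k$, every $g\ge0$, every $r\ge1$ and every curve $C$ of genus $g$?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
Let $g\ge0$ and $r\ge1$, let $C$ be a smooth projective complex curve of genus $g$, and let $\Lambda$ be a commutative ring. There is an isomorphism of graded rings
\[
\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r};\Lambda)\cong\mathrm H^*(\mathfrak M^{\mathrm{Dol}}_{r,0}(C);\Lambda).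
\]
Consequently $\mathrm H^k(\mathfrak M^{\mathrm{dR}}_r(C))\cong\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,0}(C))$ for every $k$.
\end{theorem}

The method works in every degree and locally over the good moduli spaces. These are the affine quotient $M^{\mathrm B}_d=R^{\mathrm B}_d/\!/\mathrm{GL}_r$ and the quasi-projective moduli space $M^{\mathrm{Dol}}_d$ of semistable Higgs bundles of rank $r$ and degree $d$, recalled in Section~\ref{sec:framed}; both carry the analytic topology.

\begin{theorem}\label{thm:degree}
Let $g,r,C,\Lambda$ be as in Theorem~\ref{thm:main} and let $d\in\mathbf Z$.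
\begin{itemize}
\item[(a)] $\mathrm H^*(\mathfrak M^{\mathrm{Betti}}_{g,r,d};\Lambda)\cong\mathrm H^*(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\Lambda)$ as graded rings.
\item[(b)] There is a homeomorphism $\Psi\colon M^{\mathrm{Dol}}_d\to M^{\mathrm B}_d$ (both spaces are empty if $g=0$ and $r\nmid d$). For all open $U\subset M^{\mathrm B}_d$ there are ring isomorphisms between the cohomology of the preimage of $U$ in $\mathfrak M^{\mathrm{Betti}}_{g,r,d}$ and the cohomology of the preimage of $\Psi^{-1}(U)$ in $\mathfrak M^{\mathrm{Dol}}_{r,d}(C)$, compatible with restriction. For $U=M^{\mathrm B}_d$ this is \textup{(a)}.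
\item[(c)] $\dim\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\mathbf Q)$ depends only on $k$, $g$, $r$ and $\gcd(r,d)$.
\end{itemize}
\end{theorem}

\subsection{Which answer to expect}

In the two simplest families the cohomology can be computed directly.

\begin{example}[Genus zero]\label{ex:genus0}
Let $(E,\varphi)$ be a semistable Higgs bundle on $\mathbf P^1$. Write $E$ as a sum of line bundles $\mathcal O(l)$, and let $\mathcal O(k)^j$ be the sum of those of largest degree. Since $\Omega_{\mathbf P^1}=\mathcal O(-2)$ and $\operatorname{Hom}(\mathcal O(k),\mathcal O(l-2))=0$ for $l\le k$, the field $\varphi$ kills $\mathcal O(k)^j$. Semistability gives $k\le\mu(E)$, which forces $E=\mathcal O(k)^r$ and $\varphi=0$. So $\mathfrak M^{\mathrm{Dol}}_{r,d}(\mathbf P^1)$ is empty if $r\nmid d$, and otherwise has a single point, with automorphism group $\mathrm{GL}_r$. On the Betti side the defining equation reads $\mathrm{Id}=e^{2\pi id/r}\mathrm{Id}$, so $R^{\mathrm B}_d$ is empty if $r\nmid d$ and a point otherwise.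
\end{example}

\begin{example}[Rank one]\label{ex:rank1}
For $r=1$ and $d=0$ the group $\mathbf C^\times$ acts trivially on $R^{\mathrm B}=(\mathbf C^\times)^{2g}$. The Dolbeault stack is the quotient of $\operatorname{Pic}^0(C)\times\mathrm H^0(C,\Omega_C)$ by the trivial action of $\mathbf C^\times$. Both spaces are homotopy equivalent to $(S^1)^{2g}$, so both stacks have cohomology $\mathrm H^*((S^1)^{2g})\otimes\mathbf Q[c_1]$.
\end{example}

In these cases every local system is semisimple and the stacks are smooth. Both features are lost when $g\ge1$ and $r\ge2$. The variety $R^{\mathrm B}$ is then singular at the trivial representation: the curves with $e^{tY}$ in one of the $2g$ slots and $\mathrm{Id}$ in the others lie in $R^{\mathrm B}$ and their tangent vectors span $\mathfrak{gl}_r^{2g}$, while $R^{\mathrm B}$ is a proper closed subset of $\mathrm{GL}_r^{2g}$. So one cannot simply invoke Poincar\'e duality to pass from Borel--Moore homology to cohomology. Moreover, the bridge between local systems and Higgs bundles is the theory of harmonic metrics (Theorems~\ref{thm:HS} and~\ref{thm:CD} below), and a harmonic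 metric exists only on semisimple local systems and on polystable Higgs bundles. It gives no map between the stacks, which also contain nonsplit extensions.

There is nevertheless a reason to expect a positive answer. Let $\pi\colon\mathfrak M\to M$ be the map from either stack to its good moduli space. Then $\mathrm H^*(\mathfrak M;\Lambda)=\mathrm H^*(M,R\pi_*\Lambda)$. Each fiber of $\pi$ has a unique closed point, a semisimple local system or a polystable Higgs bundle, to which all other points of the fiber degenerate. One expects, and we prove, that the stalk of $R\pi_*\Lambda$ at $m$ is the cohomology of the classifying space of the automorphism group of that closed point: cohomology does not see the nonsplit extensions. Harmonic metrics match the closed points on the two sides and identify their automorphism groups. So the two complexes have the same stalks, and what remains is to produce maps that induce these identifications.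

\subsection{The method}

Put $G=\mathrm{GL}_r(\mathbf C)$ and $K=U(r)$, and fix a point $x\in C$. Both stacks are quotients by $G$ of spaces of objects with a frame at $x$: the Betti stack is $[R^{\mathrm B}/G]$, and the Dolbeault stack is $[R^{\mathrm{Dol}}/G]$, where $R^{\mathrm{Dol}}$ parametrizes semistable Higgs bundles with an isomorphism $\mathbf C^r\cong E_x$. Let $Z$ be the space of harmonic bundles with a \emph{unitary} frame at $x$. It carries an action of $K$ and two $K$-equivariant maps
\[
R^{\mathrm B}\longleftarrow Z\longrightarrow R^{\mathrm{Dol}},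
\]
given by the flat connection and by the Higgs structure of a harmonic bundle. We show that both induce isomorphisms in $K$-equivariant cohomology. Section~\ref{sec:elliptic} describes the picture by hand in genus one. Section~\ref{sec:top} proves a topological criterion, Proposition~\ref{prop:compare}: it suffices that $Z$ be proper over the good quotient, that each fiber be one $K$-orbit inside the closed $G$-orbit, and that the stabilizers have the right homotopy type. The last two conditions come from a K\"ahler identity (Section~\ref{sec:harmonic}). Continuity and properness require an explicit hold on the topology of $R^{\mathrm{Dol}}$ (Section~\ref{sec:framed}) and a compactness theorem for harmonic bundles (Section~\ref{sec:Z}). Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof0}, and Section~\ref{sec:degree} treats arbitrary degree.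

\section{The picture in genus one}\label{sec:elliptic}

Let $C=\mathbf C/\Gamma$ with $\Gamma=\mathbf Z\gamma_1\oplus\mathbf Z\gamma_2$, and $x=0$. Then $R^{\mathrm B}=\{(A,B)\in G^2:AB=BA\}$ with $A=\rho(\gamma_1)$, $B=\rho(\gamma_2)$. We use here one fact proved in Section~\ref{sec:framed}: the closed orbits in $R^{\mathrm B}$ are those of semisimple representations, so the points of $M^{\mathrm B}$ are the unordered $r$-tuples of characters of $\Gamma$.

\emph{Characters.} For a character $\rho\colon\Gamma\to\mathbf C^\times$ there is a unique $b\in\mathbf C$ with $\log|\rho(\gamma)|=2\operatorname{Re}(b\gamma)$ for all $\gamma\in\Gamma$, because every real-linear function on $\mathbf C=\Gamma\otimes\mathbf R$ has this form. Let $L_\rho$ be the holomorphic line bundle underlying the unitary local system $\rho/|\rho|$. Since $\operatorname{Hom}(\Gamma,U(1))\to\operatorname{Pic}^0(C)$ is a bijection, $\rho\mapsto(L_\rho,b\,dz)$ is a bijection from characters to rank one Higgs bundles of degree $0$. Example~\ref{ex:Zrank1} shows that this is the correspondence given by harmonic metrics.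

\emph{The space $Z$.} Let $Z\subset R^{\mathrm B}$ be the closed set of pairs of commuting \emph{normal} invertible matrices, that is, the set of $K$-conjugates of diagonal pairs. To a diagonal pair with characters $\rho_1,\dots,\rho_r$ attach the framed Higgs bundle $\bigoplus_j(L_{\rho_j},b_j\,dz)$. Three properties of $Z\to M^{\mathrm B}$ can be read off.
\begin{itemize}
\item[(i)] It is proper. For a normal matrix, $\operatorname{tr}(AA^*)$ is the sum of the squared moduli of the eigenvalues, so $A^{\pm1}$ and $B^{\pm1}$ are bounded in terms of their characteristic polynomials, whose coefficients are functions on $M^{\mathrm B}$.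
\item[(ii)] The fiber over an unordered tuple of characters is the $K$-orbit of the corresponding diagonal pair, and it lies in the closed $G$-orbit.
\item[(iii)] If the distinct characters occur with multiplicities $m_1,\dots,m_s$, the stabilizers of the diagonal pair are $\prod U(m_i)\subset\prod\mathrm{GL}_{m_i}$, a homotopy equivalence. The attached Higgs bundle has the same automorphism group $\prod\mathrm{GL}_{m_i}$: a nonzero map $(L,b\,dz)\to(L',b'\,dz)$ is an isomorphism $L\cong L'$, and it commutes with the Higgs fields only if $b=b'$.
\end{itemize}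

\emph{What $Z$ misses.} Take $r=2$, let $m_0$ be the point of the trivial representation, and let $N=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$. A representation over $m_0$ is an extension of the trivial character by itself, so it is conjugate to $(1+aN,1+bN)$ for some $(a,b)\in\mathbf C^2$; it is semisimple only if $a=b=0$. On the Dolbeault side consider an extension of $(\mathcal O,0)$ by $(\mathcal O,0)$. In a smooth splitting it is given by $\bar\partial+\alpha N$ and $\varphi=\alpha'N$, with $\alpha$ of type $(0,1)$ and $\alpha'$ of type $(1,0)$. Holomorphy of $\varphi$ gives $\bar\partial\alpha'=0$, so $\alpha'=b\,dz$; changing the splitting by $1+uN$ with $u(x)=0$ changes $\alpha$ by $\bar\partial u$, so we may take $\alpha=a\,d\bar z$. This Higgs bundle is isomorphic to $(\mathcal O^2,0)$ only if $b=0$ and the extension of bundles splits, that is, $a=0$. On both sides, conjugation by $\operatorname{diag}(t,1)$ scales $(a,b)$ by $t$, so all these points degenerate to the point $a=b=0$, which is fixed by $G$ and is the only one seen by $Z$.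

\emph{Contracting onto $Z$.} Put $H=[A,A^*]+[B,B^*]$ and consider the flow
\begin{equation}\label{eq:flowg1}
\dot A=-[H,A],\qquad\dot B=-[H,B]
\end{equation}
on $R^{\mathrm B}$. It is $K$-equivariant, moves each point by infinitesimal conjugations, and fixes $Z$ pointwise. At $(1+aN,1+bN)$ we have $H=s\operatorname{diag}(1,-1)$ with $s=|a|^2+|b|^2$, and $[\operatorname{diag}(1,-1),N]=2N$. So $\dot a=-2sa$ and $\dot b=-2sb$, whence $\dot s=-4s^2$ and $s(t)=s(0)/(1+4s(0)t)$. The point leaves its orbit in the limit and converges, slowly, to the trivial representation. By Lemma~\ref{lem:KN} and Example~\ref{ex:KNg1} this flow retracts the preimage of every open set $U\subset M^{\mathrm B}$ onto its intersection with $Z$. By (i) and (ii), as $U$ shrinks to $m_0$ this intersection shrinks to the fixed point, whose equivariant cohomology is $\mathrm H^*(BU(2))$.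

In general there is no such global retraction at our disposal. The flow comes from an equivariant embedding in a representation, and $R^{\mathrm{Dol}}$ is not affine: for $r=1$ and $g\geq1$ it contains $\operatorname{Pic}^0(C)$. In higher genus $Z$ is defined by a differential equation rather than by an equation on matrices. What survives is the computation of stalks, which needs a flow only over affine pieces of the good quotient, and needs of $Z$ only properties (i)--(iii).

\section{Equivariant cohomology over a good quotient}\label{sec:top}

\subsection{Conventions}\label{sec:conv}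

Schemes of finite type over $\mathbf C$ are regarded as spaces of complex points with the analytic topology. Only these spaces matter, so a scheme may always be replaced by its reduced subscheme. The ring $\Lambda$ is fixed and is often omitted.

\emph{Good quotients.} Let a reductive group $H$ act on a scheme $X$ of finite type. An invariant morphism $\pi\colon X\to M$ is a \emph{good quotient} if it is affine and $\mathcal O_M=(\pi_*\mathcal O_X)^H$. For $X=\operatorname{Spec}S$ the good quotient is $X/\!/H=\operatorname{Spec}S^H$, which is of finite type, and every good quotient has this form over an affine open subset of $M$. A good quotient is surjective, and each fiber $\pi^{-1}(m)$ contains exactly one closed orbit $O_m$. If $Y\subset X$ is closed and $H$-stable in an affine $X$, then $Y/\!/H\to X/\!/H$ is a closed embedding.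

\emph{Finite-dimensional approximations.} We have $\mathrm H^*([X/G])=\mathrm H^*_G(X)=\mathrm H^*_K(X)$, since $G/K$ is contractible. Let $S_n$ be the Stiefel manifold of unitary $r$-frames in $\mathbf C^{n+r}$. It is compact and $2n$-connected, $K$ acts freely on it, and $S_n\subset S_{n+1}$. For a $K$-space $Y$ put
\[
Y_{[n]}=(Y\times S_n)/K ,
\]
a fiber bundle over the Grassmannian $S_n/K$ with fiber $Y$. There is a natural multiplicative map $\mathrm H^q_K(Y)\to\mathrm H^q_{\mathrm{sing}}(Y_{[n]})$, compatible with the inclusions $Y_{[n]}\subset Y_{[n+1]}$, which is an isomorphism for $q\le2n$.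

\emph{Sheaf cohomology.} We shall not know that the space $Z$ is locally contractible, so from now on $\mathrm H^q(Y_{[n]})$ denotes sheaf cohomology with constant coefficients. All spaces below are locally compact and Hausdorff, and we use three facts.
\begin{itemize}
\item[(S1)] (Proper base change.) If $p\colon Y\to M$ is proper, the stalk of $R^qp_*\Lambda$ at $m$ is $\mathrm H^q(p^{-1}(m))$.
\item[(S2)] (Homotopy invariance.) Homotopic maps induce the same map in cohomology. Indeed, by (S1) the projection $Y\times[0,1]\to Y$ induces an isomorphism, whose inverse is the restriction to $Y\times\{t\}$ for any $t$.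
\item[(S3)] If $Y$ is a manifold or an open $K$-stable subset of a $G$-scheme, sheaf and singular cohomology of $Y_{[n]}$ agree, because algebraic varieties are locally contractible and $Y_{[n]}$ is locally a product of $Y$ with a ball.
\end{itemize}

\subsection{The Kempf--Ness retraction}

A good quotient $\pi\colon X\to M$ is usually not proper, so (S1) does not compute the stalks of the direct image. The remedy is to retract $X$, along the fibers of $\pi$, onto a subset that is proper over $M$.

Let $V$ be a finite-dimensional representation of $G$ with a $K$-invariant Hermitian product $\langle\cdot,\cdot\rangle$, and fix an invariant inner product $(\cdot,\cdot)$ on the Lie algebra $\mathfrak k$ of $K$. For $\xi\in\mathfrak k$ the operator $i\xi$ on $V$ is self-adjoint. The \emph{moment map} $\nu\colon V\to\mathfrak k$ is defined by $(\nu(v),\xi)=\frac12\langle i\xi v,v\rangle$.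

\begin{theorem}[Kempf--Ness \cite{KempfNess}]\label{thm:KN}
The set $\nu^{-1}(0)$ consists of the vectors of minimal norm in their $G$-orbit. The orbits of such vectors are closed, and each closed orbit meets $\nu^{-1}(0)$ in exactly one $K$-orbit.
\end{theorem}

We also recall the \L ojasiewicz gradient inequality: if $f$ is real analytic near $0$ in a Euclidean space and $f(0)=0$, there are $\theta\in[\frac12,1)$ and $c,\varepsilon>0$ with $|\nabla f(v)|\ge c|f(v)|^\theta$ for $|v|\le\varepsilon$.

\begin{lemma}\label{lem:KN}
Let $X$ be an affine $G$-scheme of finite type and $\pi\colon X\to M=X/\!/G$. There are a closed $K$-stable subset $\mathcal K\subset X$ and a continuous $K$-equivariant map $\Phi\colon X\times[0,\infty]\to X$ such that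
\begin{itemize}
\item[(a)] $\Phi_0=\mathrm{id}$, $\Phi_t|_{\mathcal K}=\mathrm{id}$ for all $t$, and $\Phi_\infty(X)=\mathcal K$;
\item[(b)] $\Phi_t(v)\in Gv$ for $t<\infty$; hence $\pi\Phi_t=\pi$ for all $t\le\infty$, and each $\Phi_t$ preserves every closed $G$-stable subset;
\item[(c)] $\pi|_{\mathcal K}\colon\mathcal K\to M$ is proper;
\item[(d)] for each $m\in M$, $\mathcal K\cap\pi^{-1}(m)$ is a single $K$-orbit, contained in $O_m$.
\end{itemize}
\end{lemma}

\begin{proof}
We may take $X$ reduced and embedded as a closed $G$-stable subset in a representation $V$ as above. Put $f=|\nu|^2$ and $\mathcal K=X\cap\nu^{-1}(0)$. By Theorem~\ref{thm:KN} a point of $\mathcal K\cap\pi^{-1}(m)$ has a closed orbit, so lies in $O_m$, and $O_m\cap\nu^{-1}(0)$ is one $K$-orbit. This is (d).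

\emph{Properness.} Let $p_1,\dots,p_l$ be homogeneous generators of $\mathbf C[V]^G$ of degrees $d_j>0$; they embed $V/\!/G$ as a closed subset of $\mathbf C^l$. They have no common zero $v$ with $\nu(v)=0$ and $|v|=1$: the orbit of such a $v$ would be closed, different from $\{0\}$, and in the same fiber as $\{0\}$. So $\sum_j|p_j|^{2/d_j}$ has a positive lower bound $1/c_1$ on the compact set $\nu^{-1}(0)\cap\{|v|=1\}$. The set $\nu^{-1}(0)$ is a cone and both sides are homogeneous of degree $2$, so $|v|^2\le c_1\sum_j|p_j(v)|^{2/d_j}$ on $\nu^{-1}(0)$. Thus $\nu^{-1}(0)\to V/\!/G$ is proper, and (c) follows as $X\subset V$ and $M\subset V/\!/G$ are closed.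

\emph{The flow.} Since $i\xi$ is self-adjoint, $(d\nu_v(w),\xi)=\operatorname{Re}\langle i\xi v,w\rangle$. Hence $df_v(w)=2\operatorname{Re}\langle i\nu(v)v,w\rangle$, that is, $\nabla f(v)=2i\nu(v)v$. Let $v(t)$ solve $\dot v=-\nabla f(v)$, and let $g(t)\in G$ solve $\dot g=-2i\nu(v(t))g$, $g(0)=1$. Then $g(t)v(0)$ and $v(t)$ solve the same linear equation $\dot w=-2i\nu(v(t))w$, so $v(t)=g(t)v(0)$: trajectories stay in their orbits, hence in $X$. Moreover
\[
\frac d{dt}|v|^2=-4\langle i\nu(v)v,v\rangle=-8f(v)\le0,
\]
so trajectories stay in balls centered at $0$ and exist for all $t\ge0$. Let $\Phi_t$, $t<\infty$, be the flow. It fixes $\nu^{-1}(0)$ pointwise, and it is $K$-equivariant since $f$ and the norm are $K$-invariant.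

\emph{Convergence.} The difficulty is that $f$ may decrease slowly near its zero set, as in Section~\ref{sec:elliptic}; we need the trajectories to have finite length, uniformly. Take $\theta,c,\varepsilon$ from the \L ojasiewicz inequality for the polynomial $f$ at $0$. Let $R>0$ and $\lambda=R/\varepsilon$. As $f$ and $\nabla f$ are homogeneous of degrees $4$ and $3$, for $|v|\le R$ we get
\[
|\nabla f(v)|=\lambda^3|\nabla f(v/\lambda)|\ge c\lambda^3f(v/\lambda)^\theta=c_Rf(v)^\theta,\qquad c_R=c\lambda^{3-4\theta}>0 .
\]
Let $|v(0)|\le R$ and let $f_R$ be the maximum of $f$ on this ball. The function $f(v(t))$ is nonincreasing with derivative $-|\nabla f|^2\le-c_R^2f^{2\theta}$, so $f_R\ge tc_R^2f(v(t))^{2\theta}$, and $f(v(t))\to0$ uniformly on the ball. If $f(v(0))>0$ then $f(v(t))>0$ for all $t$, because zeros of $f$ are fixed points of the flow, and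
\[
-\frac d{dt}f^{1-\theta}=(1-\theta)f^{-\theta}|\nabla f|^2\ge(1-\theta)c_R|\nabla f|=(1-\theta)c_R|\dot v| .
\]
So the length of the trajectory after time $t$ is at most $f(v(t))^{1-\theta}/((1-\theta)c_R)$, which tends to $0$ uniformly on the ball. Hence $\Phi_t$ converges uniformly on bounded sets to a map $\Phi_\infty$ with values in $X\cap f^{-1}(0)=\mathcal K$, and $\Phi$ is continuous on $X\times[0,\infty]$. This gives (a), and (b) follows since $\Phi_\infty(v)$ lies in the closure of $Gv$.
\end{proof}

\begin{example}\label{ex:KNg1}
For $g=1$ embed $R^{\mathrm B}$ in $V=M_r(\mathbf C)^2\oplus\mathbf C^2$ by $(A,B,\det A^{-1},\det B^{-1})$, with $\langle A,A'\rangle=\operatorname{tr}(AA'^*)$ and $(\xi,\xi')=-\operatorname{tr}(\xi\xi')$. Then $\langle i\xi v,v\rangle=\operatorname{tr}([i\xi,A]A^*+[i\xi,B]B^*)=\operatorname{tr}(i\xi H)$, so $\nu=-\frac i2H$ and the flow is \eqref{eq:flowg1}. Diagonal pairs lie in $\mathcal K$ and every closed orbit contains one, so by (d) the set $\mathcal K$ is the set $Z$ of Section~\ref{sec:elliptic}.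
\end{example}

\subsection{The comparison criterion}

The set $\mathcal K$ depends on an embedding and exists only for affine $X$. The next statement replaces it by any $K$-space with the same qualitative properties. We write $K_z$ and $G_v$ for stabilizers; if $a$ is $K$-equivariant then $K_z\subset G_{a(z)}$.

\begin{proposition}\label{prop:compare}
Let $X$ be a $G$-scheme of finite type with a good quotient $\pi\colon X\to M$, where $M$ is separated. Let $Z$ be a locally compact Hausdorff $K$-space and $a\colon Z\to X$ a continuous $K$-equivariant map such that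
\begin{itemize}
\item[(i)] $\pi a\colon Z\to M$ is proper;
\item[(ii)] each fiber $Z_m=(\pi a)^{-1}(m)$ is a single (nonempty) $K$-orbit, and $a(Z_m)\subset O_m$;
\item[(iii)] for every $z\in Z$ the space $G_{a(z)}/K_z$ is contractible.
\end{itemize}
Then for every open $U\subset M$ and all $q,n$ the map $a^*\colon\mathrm H^q(\pi^{-1}(U)_{[n]};\Lambda)\to\mathrm H^q((\pi a)^{-1}(U)_{[n]};\Lambda)$ is an isomorphism.
\end{proposition}

\begin{proof}
Let $p\colon X_{[n]}\to M$ and $p'\colon Z_{[n]}\to M$ be the induced maps. The map $a^*$ is obtained by applying $\mathrm H^q(U,-)$ to the natural morphism $Rp_*\Lambda\to Rp'_*\Lambda$, so it suffices to show that this morphism is an isomorphism on the stalks of the cohomology sheaves at each $m\in M$. We may replace $M$ by an affine open neighborhood of $m$, and $X$, $Z$ by the preimages. Then $X$ is affine, $M=X/\!/G$, and Lemma~\ref{lem:KN} provides $\mathcal K$ and $\Phi$. Put $\mathcal K_m=\mathcal K\cap\pi^{-1}(m)$.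

\emph{The stalk for $Z$.} By (i) and compactness of $S_n$ the map $p'$ is proper, so $(R^qp'_*\Lambda)_m=\mathrm H^q((Z_m)_{[n]})$ by (S1).

\emph{The stalk for $X$.} For each open $U\ni m$, the map $\Phi$ preserves $\pi^{-1}(U)$ and induces a deformation retraction of $p^{-1}(U)$ onto $(\mathcal K\cap\pi^{-1}(U))_{[n]}$. By (S2), $(R^qp_*\Lambda)_m$ is the stalk of the direct image for $\mathcal K_{[n]}\to M$. This map is proper, so by (S1) the restriction $(R^qp_*\Lambda)_m\to\mathrm H^q((\mathcal K_m)_{[n]})$ is an isomorphism. It factors as
\[
(R^qp_*\Lambda)_m\longrightarrow\mathrm H^q((O_m)_{[n]})\longrightarrow\mathrm H^q((\mathcal K_m)_{[n]}).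
\]
The second map is an isomorphism, because $\Phi$ preserves the closed $G$-stable set $O_m$ and retracts it onto $\mathcal K\cap O_m=\mathcal K_m$. So the first map is an isomorphism too. The auxiliary set $\mathcal K$ has now disappeared from the statement.

\emph{Comparing the orbits.} As $a(Z_m)\subset O_m$, the map on stalks is the composite of the isomorphism just found with $a^*\colon\mathrm H^q((O_m)_{[n]})\to\mathrm H^q((Z_m)_{[n]})$. Choose $z\in Z_m$. By (ii), $Z_m\to O_m$ is the map of homogeneous spaces $K/K_z\to G/G_{a(z)}$, which factors as
\[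
K/K_z\longrightarrow G/K_z\longrightarrow G/G_{a(z)} .
\]
Let $\mathcal P$ be the convex set of positive definite Hermitian matrices. The polar decomposition $\mathcal P\times K\cong G$ gives $G/K_z\cong\mathcal P\times K/K_z$, so the first map is a homotopy equivalence. The second is a fiber bundle with fiber $G_{a(z)}/K_z$, contractible by (iii), so it is a weak equivalence. Thus $Z_m\to O_m$ is a map of manifolds inducing an isomorphism in cohomology. Finally $(Z_m)_{[n]}\to(O_m)_{[n]}$ is a map of fiber bundles over $S_n/K$; the direct images of $\Lambda$ to $S_n/K$ have the cohomologies of the fibers as stalks, so they are isomorphic and $a^*$ is an isomorphism.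
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis is needed; take $r=1$, so that $S_n=S^{2n+1}$ and $S_n/K=\mathbf{CP}^n$. Let $X=M=\mathbf C$ with trivial action and let $Z$ be the disjoint union of $\{0\}$ and $\mathbf C^\times$: only (i) fails, and $Z_{[n]}$ is disconnected while $X_{[n]}$ is connected. Let $X=\mathbf C$ with the scaling action, $M$ a point, and $Z$ the unit circle: only the condition $a(Z_m)\subset O_m=\{0\}$ fails, and $Z_{[n]}\cong S^{2n+1}$ while $X_{[n]}\simeq\mathbf{CP}^n$. Let $X=M$ be a point and $Z=U(1)$: only (iii) fails, with the same two spaces.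
\end{remark}

\section{Harmonic bundles}\label{sec:harmonic}

\subsection{Definitions and existence theorems}

Fix a K\"ahler form $\omega$ on $C$ with $\int_C\omega=1$, and use the corresponding metric for pointwise norms of forms. A Hermitian metric $h$ on a $C^\infty$ bundle $E$ is linear in the first variable and is extended to forms by $h(\alpha u,\alpha'v)=\alpha\wedge\overline{\alpha'}\,h(u,v)$; for a unitary connection $A$ we then have $dh(\sigma,s)=h(d_A\sigma,s)+(-1)^{\deg\sigma}h(\sigma,d_As)$. On $\operatorname{End}E$ we use $|f|^2=\operatorname{tr}(ff^*)$, and $(\alpha f)^*=\bar\alpha f^*$ for a form $\alpha$. The $L^2$ norm of a bundle-valued $1$-form is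
\[
\|u\,dz+v\,d\bar z\|^2=\int_C(|u|^2+|v|^2)\,i\,dz\wedge d\bar z,
\]
where the integrand does not depend on the local coordinate $z$. The Hodge star on $1$-forms is extended $\mathbf C$-linearly: $*dz=-i\,dz$, $*d\bar z=i\,d\bar z$.

\begin{definition}
A \emph{harmonic bundle} is a quadruple $(E,h,A,\varphi)$ of a $C^\infty$ bundle $E$ on $C$, a Hermitian metric $h$, a unitary connection $A$ with $d_A=\partial_A+\bar\partial_A$ and curvature $F_A$, and a smooth $(1,0)$-form $\varphi$ with values in $\operatorname{End}E$, such that
\begin{equation}\label{eq:hitchin}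
\bar\partial_A\varphi=0,\qquad F_A+[\varphi,\varphi^*]=0,
\end{equation}
where $[\varphi,\varphi^*]=\varphi\wedge\varphi^*+\varphi^*\wedge\varphi$. If $\varphi=f\,dz$ locally, then $[\varphi,\varphi^*]=[f,f^*]\,dz\wedge d\bar z$.
\end{definition}

Put
\[
D''=\bar\partial_A+\varphi,\qquad D'=\partial_A+\varphi^*,\qquad D=D'+D''=d_A+\psi,\qquad\psi=\varphi+\varphi^* .
\]
Forms of type $(2,0)$ and $(0,2)$ vanish on a curve, so $D''^2=\bar\partial_A\varphi$, $D'^2=\partial_A\varphi^*=(\bar\partial_A\varphi)^*$ and $D'D''+D''D'=F_A+[\varphi,\varphi^*]$. All three vanish by \eqref{eq:hitchin}. Hence a harmonic bundle has both an underlying Higgs bundle $(E,\bar\partial_A,\varphi)$ and an underlying flat bundle $(E,D)$.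

Conversely, each of these structures determines a candidate $(A,\varphi)$ once a metric is chosen. On a Higgs bundle take for $A$ the Chern connection of $h$; the first equation in \eqref{eq:hitchin} holds, and $h$ is called \emph{harmonic} if the second does. On a flat bundle $(E,D)$ write $D=d_A+\psi$ with $A$ unitary and $\psi$ self-adjoint, and put $\varphi=\psi^{1,0}$, so that $\psi=\varphi+\varphi^*$ and $\psi\wedge\psi=[\varphi,\varphi^*]$. In $D^2=F_A+d_A\psi+\psi\wedge\psi$ the term $d_A\psi$ is self-adjoint and the other two are skew-adjoint, so flatness means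
\[
d_A\psi=0,\qquad F_A+[\varphi,\varphi^*]=0 .
\]
The metric is called \emph{harmonic} if $d_A{*}\psi=0$. Now $d_A\psi=\bar\partial_A\varphi+\partial_A\varphi^*$ and $d_A{*}\psi=-i\bar\partial_A\varphi+i\partial_A\varphi^*$, so $d_A{*}\psi=-2i\bar\partial_A\varphi$ when $d_A\psi=0$. Thus $h$ is harmonic if and only if \eqref{eq:hitchin} holds.

A Higgs bundle is \emph{stable} if $\mu(F)<\mu(E)$ for all $\varphi$-invariant subsheaves with $0<\operatorname{rk}F<\operatorname{rk}E$, and \emph{polystable} if it is a direct sum of stable Higgs bundles of the same slope. A flat bundle is \emph{semisimple} if its monodromy representation is.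

\begin{theorem}[Hitchin \cite{Hitchin}, Simpson \cite{Simpson88}]\label{thm:HS}
A Higgs bundle $(E,\varphi)$ of rank $r$, degree $d$ and slope $\mu=d/r$ on $C$ admits a Hermitian metric whose Chern connection satisfies
\begin{equation}\label{eq:hitchind}
F_A+[\varphi,\varphi^*]=-2\pi i\mu\,\omega\,\mathrm{Id}
\end{equation}
if and only if it is polystable. In particular a Higgs bundle of degree $0$ admits a harmonic metric if and only if it is polystable.
\end{theorem}

If this theorem is stated only for the trace-free part of $F_A+[\varphi,\varphi^*]$ on a stable bundle, the scalar part is corrected by a conformal change. Replacing $h$ by $e^wh$ leaves $\varphi^*$ unchanged and adds $\bar\partial\partial w\cdot\mathrm{Id}$ to $F_A$; the equation $\bar\partial\partial w=-2\pi i\mu\omega-\frac1r\operatorname{tr}F_A$ is solvable because the right side has integral zero by the Chern--Weil formula $\frac i{2\pi}\int_C\operatorname{tr}F_A=d$. On a polystable bundle one takes the orthogonal sum.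

\begin{theorem}[Donaldson \cite{Donaldson}, Corlette \cite{Corlette}]\label{thm:CD}
A flat bundle on $C$ admits a harmonic metric if and only if it is semisimple.
\end{theorem}

\subsection{Flat sections are Higgs-holomorphic sections}

Conditions (ii) and (iii) of Proposition~\ref{prop:compare} concern isomorphisms and automorphisms. We must show that those of the flat bundle and those of the Higgs bundle are the same. Both are sections of a harmonic bundle, killed by $D$ and by $D''$ respectively.

\begin{lemma}\label{lem:kahler}
For a smooth section $s$ of a harmonic bundle, $\|D's\|=\|D''s\|$. On sections, $\ker D=\ker D'=\ker D''$.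
\end{lemma}

\begin{proof}
Write $\partial_As=u\,dz$ and $\bar\partial_As=v\,d\bar z$ locally. By Stokes' theorem on the compact curve $C$,
\[
0=\int_Cdh(\partial_As,s)=\int_Ch(\bar\partial_A\partial_As,s)-\int_C|u|^2dz\wedge d\bar z,
\]
\[
0=\int_Cdh(\bar\partial_As,s)=\int_Ch(\partial_A\bar\partial_As,s)-\int_C|v|^2d\bar z\wedge dz,
\]
so $\|\partial_As\|^2=i\int h(\bar\partial_A\partial_As,s)$ and $\|\bar\partial_As\|^2=-i\int h(\partial_A\bar\partial_As,s)$. With $\varphi=f\,dz$ we have pointwise $ih(\varphi\wedge\varphi^*s,s)=|f^*s|^2\,i\,dz\wedge d\bar z$ and $-ih(\varphi^*\wedge\varphi s,s)=|fs|^2\,i\,dz\wedge d\bar z$. Only terms of type $(1,1)$ survive in $D''D's=\bar\partial_A\partial_As+\varphi\wedge\varphi^*s$ and $D'D''s=\partial_A\bar\partial_As+\varphi^*\wedge\varphi s$. Therefore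
\[
\|D's\|^2=\|\partial_As\|^2+\|\varphi^*s\|^2=i\int_Ch(D''D's,s),\qquad\|D''s\|^2=-i\int_Ch(D'D''s,s),
\]
and these agree since $D'D''=-D''D'$. Hence $\ker D'=\ker D''\subset\ker D$. If $Ds=0$, then $D''D's=-D''D''s=0$, so $\|D's\|=0$.
\end{proof}

Let $E_1,E_2$ be harmonic bundles. Give $\operatorname{Hom}(E_1,E_2)$ the induced metric and connection and the field $u\mapsto(f_2u-uf_1)\,dz$, where $\varphi_j=f_j\,dz$. Its adjoint is $u\mapsto(f_2^*u-uf_1^*)\,d\bar z$. Left and right multiplications commute, so the commutator of the two operators is $u\mapsto[f_2,f_2^*]u-u[f_1,f_1^*]$, while the curvature is $u\mapsto F_{A_2}u-uF_{A_1}$. Therefore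
\begin{equation}\label{eq:hom}
(F+[\varphi,\varphi^*])_{\operatorname{Hom}}(u)=(F_{A_2}+[\varphi_2,\varphi_2^*])u-u(F_{A_1}+[\varphi_1,\varphi_1^*]),
\end{equation}
and $\operatorname{Hom}(E_1,E_2)$ is a harmonic bundle. Its operators $D,D',D''$ are induced by those of $E_1$ and $E_2$. The kernel of $D$ consists of the morphisms of flat bundles and the kernel of $D''$ of the morphisms of Higgs bundles.

\begin{corollary}\label{cor:end}
For a harmonic bundle, the algebra $\mathfrak A$ of flat endomorphisms of $(E,D)$ equals the algebra of endomorphisms of the Higgs bundle $(E,\bar\partial_A,\varphi)$. It consists of the $u$ with $d_Au=0$ and $[\varphi,u]=[\varphi^*,u]=0$, and it is closed under taking adjoints.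
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:kahler} to $\operatorname{End}E$ and separate types in $D'u=D''u=0$. The resulting conditions are preserved by $u\mapsto u^*$.
\end{proof}

\begin{corollary}\label{cor:unique}
Let $h,h'$ be two harmonic metrics on the same Higgs bundle, or on the same flat bundle. Then they define the same $A$, $\varphi$ and $\varphi^*$, and there is an isometry $(E,h')\to(E,h)$ that lies in $\mathfrak A$. If $h'_x=h_x$ at one point $x$, then $h'=h$. Consequently, two harmonic bundles whose Higgs bundles, or whose flat bundles, are isomorphic are isometrically isomorphic as harmonic bundles.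
\end{corollary}

\begin{proof}
In the harmonic bundle $\operatorname{Hom}((E,h),(E,h'))$ the section $\mathrm{id}$ is killed by $D''$, respectively by $D$, hence by all of $D,D',D''$. So the operators $D',D''$ of the two metrics coincide, and separating types we find the same $\partial_A,\bar\partial_A,\varphi,\varphi^*$. Write $h'=h(\sigma\cdot,\cdot)$ with $\sigma$ positive and $h$-self-adjoint. As $A$ is unitary for both metrics, $d_A\sigma=0$. The $h'$-adjoint of $\varphi$ is $\sigma^{-1}\varphi^*\sigma$, so $[\sigma,\varphi^*]=0$, and $[\sigma,\varphi]=0$ by taking adjoints. Thus $\sigma\in\mathfrak A$. Being parallel, $\sigma$ has constant eigenvalues, so $\sigma^{1/2}$ is a polynomial in $\sigma$ with constant coefficients and lies in $\mathfrak A$; it is an isometry $(E,h')\to(E,h)$. If $h'_x=h_x$ then $\sigma(x)=1$, and $\sigma=1$ since $\sigma$ is parallel. For the last claim, pull back one metric along the given isomorphism and compose with $\sigma^{1/2}$.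
\end{proof}

\subsection{Two a priori bounds}

Properness will come from two estimates: harmonic metrics minimize an energy, which bounds $\varphi$ in $L^2$ in terms of the flat bundle; and the spectrum of $\varphi$ bounds $\varphi$ pointwise.

For self-adjoint $1$-forms $\psi=P\,dx_1+Q\,dx_2$ and $\psi'=P'dx_1+Q'dx_2$, where $z=x_1+ix_2$, we have $\operatorname{tr}(\psi'\wedge{*}\psi)=\operatorname{tr}(P'P+Q'Q)\,dx_1\wedge dx_2$. So $\langle\!\langle\psi,\psi'\rangle\!\rangle=\int_C\operatorname{tr}(\psi'\wedge{*}\psi)$ is a real inner product, with $\langle\!\langle\psi,\psi\rangle\!\rangle=\|\psi\|^2$. The \emph{energy} of a metric $h$ on $(E,D)$ is $\mathcal E(h)=\|\psi\|^2=2\|\varphi\|^2$.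

\begin{lemma}\label{lem:energy}
If $h$ is a harmonic metric on a flat bundle $(E,D)$ and $h'$ is any metric, then $\mathcal E(h)\le\mathcal E(h')$.
\end{lemma}

\begin{proof}
Write $h'=h(e^s\cdot,\cdot)$ with $s$ self-adjoint for $h$, and put $h_t=h(e^{ts}\cdot,\cdot)$. We show that $t\mapsto\mathcal E(h_t)$ is convex with a critical point at $0$. To keep the metric fixed, use the isometry $e^{ts/2}\colon(E,h_t)\to(E,h)$. It transports $D$ to $D_t=e^{ts/2}De^{-ts/2}=d_{A_t}+\psi_t$, decomposed with respect to $h$, and $\mathcal E(h_t)=\|\psi_t\|_h^2$. We have $\dot D_t=-\frac12[D_t,s]=-\frac12d_{A_t}s-\frac12[\psi_t,s]$; the first term is self-adjoint and the second is skew-adjoint, so $\dot\psi_t=-\frac12d_{A_t}s$ and $\dot A_t=-\frac12[\psi_t,s]$. Hence $\frac d{dt}\mathcal E(h_t)=-\langle\!\langle\psi_t,d_{A_t}s\rangle\!\rangle$ and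
\[
\frac{d^2}{dt^2}\mathcal E(h_t)=-\langle\!\langle\dot\psi_t,d_{A_t}s\rangle\!\rangle-\langle\!\langle\psi_t,[\dot A_t,s]\rangle\!\rangle=\tfrac12\|d_{A_t}s\|^2+\tfrac12\langle\!\langle\psi_t,[s,[s,\psi_t]]\rangle\!\rangle=\tfrac12\|d_{A_t}s\|^2+\tfrac12\|[s,\psi_t]\|^2\ge0,
\]
because $[s,\cdot]$ is a self-adjoint operator on $\operatorname{End}E$. At $t=0$ the first derivative is $-\int\operatorname{tr}(d_As\wedge{*}\psi)=-\int d\operatorname{tr}(s\,{*}\psi)+\int\operatorname{tr}(s\,d_A{*}\psi)=0$.
\end{proof}

The \emph{Hitchin image} of a Higgs bundle $(E,\varphi)$ of rank $r$ is the tuple $(a_1,\dots,a_r)$ of coefficients of the characteristic polynomial of $\varphi$, a point of the finite-dimensional vector space $\mathcal B=\bigoplus_{j=1}^r\mathrm H^0(C,\Omega_C^{\otimes j})$. It controls the eigenvalues of $\varphi$ only. On a harmonic bundle the curvature equation prevents $\varphi$ from being large and far from normal, so it controls $\varphi$ itself.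

\begin{lemma}\label{lem:sup}
For every bounded set $\mathcal B_0\subset\mathcal B$ there is a constant $c_0$ such that $\sup_C|\varphi|\le c_0$ for every harmonic bundle of rank $r$ with Hitchin image in $\mathcal B_0$.
\end{lemma}

\begin{proof}
Let $\operatorname{spr}(f)$ be the spectral radius of an $r\times r$ matrix. There are $\varepsilon,\delta>0$ such that $|f|=1$ and $\operatorname{spr}(f)\le\varepsilon$ imply $|[f,f^*]|\ge\delta$: otherwise a limit of counterexamples would be a nilpotent normal matrix of norm $1$, and a nilpotent normal matrix is zero. By scaling, every matrix satisfies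
\begin{equation}\label{eq:dich}
|f|\le\varepsilon^{-1}\operatorname{spr}(f)\qquad\text{or}\qquad|[f,f^*]|\ge\delta|f|^2 .
\end{equation}

Let $s$ be a holomorphic section of a Hermitian holomorphic bundle $W$ with Chern connection $\partial_W+\bar\partial_W$ and curvature $F_W$, and write $\partial_Ws=u\,dz$. Then $\partial|s|^2=h(\partial_Ws,s)$ and $\bar\partial\partial|s|^2=h(F_Ws,s)-|u|^2dz\wedge d\bar z$, so $i\partial\bar\partial|s|^2\ge-h(iF_Ws,s)$ as multiples of $i\,dz\wedge d\bar z$. Apply this to $s=\varphi$ and $W=\operatorname{End}E\otimes\Omega_C$ at a point $y$ where $|\varphi|$ is maximal. Choose $z$ with $|dz|=1$ at $y$, write $\varphi=f\,dz$, and $iF_{\Omega_C}=\kappa\,i\,dz\wedge d\bar z$ at $y$, where $\kappa\le\kappa_0^2$ for a constant $\kappa_0$ depending only on the metric of $C$. By \eqref{eq:hitchin}, $F_A=-[f,f^*]\,dz\wedge d\bar z$, and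
\[
\operatorname{tr}([[f,f^*],f]f^*)=\operatorname{tr}([f,f^*](ff^*-f^*f))=|[f,f^*]|^2 .
\]
Hence at $y$
\[
0\ \ge\ i\partial\bar\partial|\varphi|^2\ \ge\ \big(|[f,f^*]|^2-\kappa|f|^2\big)\,i\,dz\wedge d\bar z,
\]
so $|[f,f^*]|\le\kappa_0|f|$. With \eqref{eq:dich} this gives $|f|\le\max(\varepsilon^{-1}\operatorname{spr}(f),\kappa_0/\delta)$. An eigenvalue $\lambda$ of $f$ with $|\lambda|\ge1$ satisfies $|\lambda|^r\le\sum_j|a_j(y)||\lambda|^{r-1}$, so $\operatorname{spr}(f)\le\max(1,\sum_j\sup_C|a_j|)$.
\end{proof}

\section{The framed moduli spaces}\label{sec:framed}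

Fix $x\in C$, the universal cover $\tilde C\to C$, a point $\tilde x$ over $x$, and let $\Gamma=\pi_1(C,x)$ act on $\tilde C$ by deck transformations.

\subsection{The Betti side}\label{sec:betti}

Here $R^{\mathrm B}=\operatorname{Hom}(\Gamma,G)$ is affine and $M^{\mathrm B}=R^{\mathrm B}/\!/G$.

\begin{lemma}\label{lem:closedB}
The closed $G$-orbits in $R^{\mathrm B}$ are exactly the orbits of semisimple representations.
\end{lemma}

\begin{proof}
After conjugation, $\rho$ is block upper triangular with irreducible diagonal blocks. Conjugating by the matrix that is $t^{-i}$ on the $i$-th block multiplies the $(i,j)$ block by $t^{j-i}$; as $t\to0$ the result tends to the semisimplification of $\rho$. So if $G\rho$ is closed, $\rho$ is semisimple. Conversely let $\rho$ be semisimple and let $\rho'$ lie in the closed orbit of its fiber. The functions $\rho\mapsto\operatorname{tr}\rho(\gamma)$ are invariant, so $\rho$ and $\rho'$ are semisimple representations with the same character, hence conjugate.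
\end{proof}

To $\rho\in R^{\mathrm B}$ corresponds the flat bundle $V_\rho=(\tilde C\times\mathbf C^r)/\Gamma$, with $\gamma(y,v)=(\gamma y,\rho(\gamma)v)$, framed at $x$ by $v\mapsto[\tilde x,v]$. Every flat bundle with a frame at $x$ is isomorphic to $V_\rho$ for a unique $\rho$. For $g\in G$ the map $[y,v]\mapsto[y,gv]$ identifies $V_{g\rho g^{-1}}$ with $V_\rho$, its frame $\beta$ being replaced by $\beta g^{-1}$. The stabilizer $G_\rho$ is the group of flat automorphisms of $V_\rho$, evaluated at $x$.

We describe everything by functions on $\tilde C$. A metric on $V_\rho$ is a smooth map $h\colon\tilde C\to\mathcal P$ to the positive definite Hermitian matrices, with $h_y(u,v)=v^*h(y)u$, and a homomorphism $V_\rho\to V_{\rho'}$ is a smooth map $T\colon\tilde C\to M_r(\mathbf C)$, subject to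
\begin{equation}\label{eq:equiv}
h(\gamma y)=\rho(\gamma)^{-*}h(y)\rho(\gamma)^{-1},\qquad T(\gamma y)=\rho'(\gamma)T(y)\rho(\gamma)^{-1},
\end{equation}
where $g^{-*}=(g^*)^{-1}$. The flat connection is $d$. For constant $u,v$, unitarity of $d_A=d-\psi$ and self-adjointness of $\psi$ give $v^*(dh)u=-2v^*h\psi u$, so
\begin{equation}\label{eq:psi}
\psi=-\tfrac12h^{-1}dh .
\end{equation}
For $\psi=P\,dx_1+Q\,dx_2$ we have $\psi\wedge{*}\psi=(P^2+Q^2)\,dx_1\wedge dx_2=-{*}\psi\wedge\psi$, so $d_A{*}\psi=d{*}\psi-(\psi\wedge{*}\psi+{*}\psi\wedge\psi)=d{*}\psi$. Hence $h$ is harmonic if and only if $d{*}(h^{-1}dh)=0$, which in a local coordinate $z=x_1+ix_2$ is the semilinear elliptic system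
\begin{equation}\label{eq:harm}
\Delta h=\sum_{j=1}^2(\partial_jh)h^{-1}(\partial_jh).
\end{equation}

\subsection{The Dolbeault side}\label{sec:dol}

In this subsection and the next the degree $d$ is arbitrary and $\mu=d/r$. A semistable Higgs bundle of slope $\mu$ has a \emph{Jordan--H\"older filtration} by $\varphi$-invariant subbundles whose quotients are stable Higgs bundles of slope $\mu$. The associated graded $\operatorname{gr}(E,\varphi)$ is polystable and unique up to isomorphism, and two semistable Higgs bundles are \emph{S-equivalent} if their associated graded objects are isomorphic. Fix an ample line bundle $\mathcal O(1)$ on $C$.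

\begin{theorem}[Nitsure \cite{Nitsure}, Simpson {\cite[\S4]{SimpsonModuli}}]\label{thm:GIT}
Semistable Higgs bundles of rank $r$ and degree $d$ form a bounded family. For $N\gg0$ all of them have $E(N)$ globally generated and $\mathrm H^1(E(N))=0$. Put $P=\chi(E(N))$. The scheme $Q$ parametrizing triples $(E,\varphi,\alpha)$, with $(E,\varphi)$ semistable and $\alpha\colon\mathbf C^P\cong\mathrm H^0(E(N))$, has a good quotient $Q\to M^{\mathrm{Dol}}_d$ by $\mathrm{GL}_P$. The scheme $M^{\mathrm{Dol}}_d$ is quasi-projective and its points are the S-equivalence classes.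
\end{theorem}

The Dolbeault stack is $[Q/\mathrm{GL}_P]$. To compare it with the Betti stack we want a presentation as a quotient by $G$, in which automorphism groups are subgroups of $\mathrm{GL}_r$. This is possible because a frame at one point rigidifies a semistable Higgs bundle.

\begin{lemma}\label{lem:rigid}
A morphism $u\colon E\to E'$ of semistable Higgs bundles of slope $\mu$ with $u(x)=0$ is zero.
\end{lemma}

\begin{proof}
The morphism factors through $E'(-x)$, a semistable Higgs bundle of slope $\mu-1$. If the image were nonzero, it would have slope at least $\mu$ as a quotient of $E$, and at most $\mu-1$ as an invariant subsheaf of $E'(-x)$.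
\end{proof}

Let $Q'\to Q$ be the principal $G$-bundle of frames $\beta\colon\mathbf C^r\cong E_x$. The group $\mathrm{GL}_P\times G$ acts on $Q'$ by $(g',g)\cdot(E,\varphi,\alpha,\beta)=(E,\varphi,\alpha g'^{-1},\beta g^{-1})$. The following construction should be compared with \cite[Theorem 4.10]{SimpsonModuli}.

\begin{proposition}\label{prop:RDol}
There is a separated $G$-scheme $R^{\mathrm{Dol}}_d$ of finite type with a principal $\mathrm{GL}_P$-bundle $Q'\to R^{\mathrm{Dol}}_d$. Its points are the isomorphism classes of framed semistable Higgs bundles $(E,\varphi,\beta)$, the map $R^{\mathrm{Dol}}_d\to M^{\mathrm{Dol}}_d$ is a good quotient by $G$, and $[R^{\mathrm{Dol}}_d/G]=\mathfrak M^{\mathrm{Dol}}_{r,d}(C)$. The stabilizer of $(E,\varphi,\beta)$ is $\operatorname{Aut}(E,\varphi)$, embedded in $G$ by $u\mapsto\beta^{-1}u(x)\beta$. The Hitchin image defines a continuous map $M^{\mathrm{Dol}}_d\to\mathcal B$.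
\end{proposition}

\begin{proof}
If $g'\in\mathrm{GL}_P$ fixes $(E,\varphi,\alpha,\beta)$, there is an automorphism $u$ of $(E,\varphi)$ with $\mathrm H^0(u)\alpha=\alpha g'^{-1}$ and $u(x)\beta=\beta$. By Lemma~\ref{lem:rigid}, $u-\mathrm{id}=0$, so $g'=1$. Thus $\mathrm{GL}_P$ acts on $Q'$ with trivial stabilizers. The maps $Q'\to Q\to M^{\mathrm{Dol}}_d$ are affine, so the preimage $Q'_U$ of an affine open $U\subset M^{\mathrm{Dol}}_d$ is affine. All $\mathrm{GL}_P$-orbits in $Q'_U$ have dimension $P^2$; as the boundary of an orbit consists of orbits of smaller dimension, they are closed. By Luna's slice theorem, the quotient map of an affine variety by a reductive group acting with closed orbits and trivial stabilizers is a principal bundle, locally trivial in the \'etale and hence in the analytic topology. So $Q'_U\to Q'_U/\!/\mathrm{GL}_P$ is a principal bundle. These quotients glue to a scheme $R^{\mathrm{Dol}}_d$, affine over $M^{\mathrm{Dol}}_d$ and so separated, whose points are the $\mathrm{GL}_P$-orbits in $Q'$. The action of $G$ descends. Taking invariants in either order,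
\[
\big(\mathcal O(Q'_U)^{\mathrm{GL}_P}\big)^G=\big(\mathcal O(Q'_U)^G\big)^{\mathrm{GL}_P}=\mathcal O(Q_U)^{\mathrm{GL}_P}=\mathcal O(U),
\]
so $R^{\mathrm{Dol}}_d\to M^{\mathrm{Dol}}_d$ is a good quotient. Both $Q'\to Q$ and $Q'\to R^{\mathrm{Dol}}_d$ are principal bundles, so $[R^{\mathrm{Dol}}_d/G]=[Q'/(\mathrm{GL}_P\times G)]=[Q/\mathrm{GL}_P]$, and the same holds over any open subset of $M^{\mathrm{Dol}}_d$. An element $g$ fixes $(E,\varphi,\beta)$ if and only if $u(x)\beta g^{-1}=\beta$ for some automorphism $u$, which is unique by Lemma~\ref{lem:rigid}. Finally the characteristic polynomial of the universal Higgs field is an invariant morphism from $Q$ to the affine space $\mathcal B$; its coordinates are invariant functions, which descend to the good quotient.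
\end{proof}

\subsection{Smooth convergence implies convergence in the framed space}

Harmonic bundles converge as smooth objects, while the topology of $R^{\mathrm{Dol}}_d$ is defined through algebraic parameter spaces. To relate the two we realize $Q'$ inside a vector bundle over a Quot scheme.

Let $\mathcal Q$ be the open subscheme of Grothendieck's Quot scheme of $\mathbf C^P\otimes\mathcal O(-N)$ formed by the quotients $E$ that are bundles of rank $r$ and degree $d$ with $\mathrm H^1(E(N))=0$ and $\mathbf C^P\cong\mathrm H^0(E(N))$. Let $\mathcal U$ be the universal bundle on $\mathcal Q\times C$ and $\mathrm{pr}\colon\mathcal Q\times C\to\mathcal Q$ the projection. The dimension of $\mathrm H^0(\operatorname{End}E\otimes\Omega_C)$ may jump, so we allow poles. As $\mathcal Q$ is of finite type, there is an effective divisor $\Theta$ on $C$ with $\mathrm H^1(\operatorname{End}E\otimes\Omega_C(\Theta))=0$ for all $E$ in $\mathcal Q$. Then $\mathcal W=\mathrm{pr}_*(\operatorname{End}\mathcal U\otimes\Omega_C(\Theta))$ is a vector bundle whose formation commutes with base change; its fiber at $E$ is $\mathrm H^0(\operatorname{End}E\otimes\Omega_C(\Theta))$.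 The Higgs fields form the closed subscheme of the total space of $\mathcal W$ where the tautological section maps to zero in the vector bundle $\mathrm{pr}_*(\operatorname{End}\mathcal U\otimes\Omega_C(\Theta)|_{\Theta})$, and $Q$ is its open subscheme of semistable pairs. Hence $Q'$ is locally closed in the total space of the vector bundle $\mathcal V=\mathcal W\oplus\operatorname{Hom}(\mathbf C^r,\mathcal U_x)$ over $\mathcal Q$.

\begin{lemma}\label{lem:conv}
Let $E$ be a $C^\infty$ bundle on $C$. Let $(\bar\partial_n,\varphi_n)\to(\bar\partial,\varphi)$ in $C^\infty$, where all $(E,\bar\partial_n,\varphi_n)$ and $(E,\bar\partial,\varphi)$ are semistable Higgs bundles of rank $r$ and degree $d$, and let $\beta_n\to\beta$ be frames of $E_x$. Then $(E,\bar\partial_n,\varphi_n,\beta_n)\to(E,\bar\partial,\varphi,\beta)$ in $R^{\mathrm{Dol}}_d$.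
\end{lemma}

\begin{proof}
It suffices to find lifts to $Q'$ that converge in $\mathcal V$. Write $E_n$ and $E_\infty$ for the holomorphic bundles $(E,\bar\partial_n)$ and $(E,\bar\partial)$.

\emph{Bases of sections.} Let $L_n,L\colon L^2_1(E(N))\to L^2(E(N)\otimes\overline\Omega_C)$ be the Dolbeault operators of $E_n(N)$ and $E_\infty(N)$ on Sobolev spaces. They are elliptic, with cokernel $\mathrm H^1=0$ and kernel the $P$-dimensional space of holomorphic sections, and $L_n-L$ is an operator of order $0$ whose coefficients tend to $0$ in $C^\infty$. Let $J$ be a bounded right inverse of $L$. For large $n$ the operator $L_nJ=1+(L_n-L)J$ is invertible, with inverse tending to $1$. For a basis $s_1,\dots,s_P$ of $\ker L$ put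
\[
s^n_i=s_i-J(L_nJ)^{-1}L_ns_i .
\]
Then $L_ns_i^n=0$, and $s_i^n\to s_i$ in $L^2_1$ because $L_ns_i=(L_n-L)s_i\to0$. We have $L(s_i^n-s_i)=(L-L_n)s_i^n$. If $s_i^n\to s_i$ in $L^2_k$, the right side tends to $0$ in $L^2_k$, and the elliptic estimate $\|u\|_{L^2_{k+1}}\le c_k(\|Lu\|_{L^2_k}+\|u\|_{L^2})$ gives convergence in $L^2_{k+1}$. So $s_i^n\to s_i$ in $C^\infty$. For large $n$ the $s_i^n$ are independent, hence a basis of $\mathrm H^0(E_n(N))$. These bases define $\alpha_n$ and $\alpha$, and so points $\xi_n,\xi$ of $\mathcal Q$.

\emph{Convergence in $\mathcal Q$.} By Grothendieck's construction, for $\ell\gg0$ the maps $\mathbf C^P\otimes\mathrm H^0(\mathcal O(\ell))\to\mathrm H^0(E'(N+\ell))$ are surjective onto spaces of constant dimension for all quotients $E'$ in the Quot scheme, and their kernels define a closed embedding of the Quot scheme in a Grassmannian. For $\xi_n$ this is the kernel of $\Xi_n\colon\mathbf C^P\otimes\mathrm H^0(\mathcal O(\ell))\to C^0(E(N+\ell))$, $e_i\otimes w\mapsto s_i^nw$; define $\Xi$ with the $s_i$. Then $\Xi_n\to\Xi$, so any limit point of $\ker\Xi_n$ in the compact Grassmannian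 is contained in $\ker\Xi$, and it has the same dimension. Thus $\ker\Xi_n\to\ker\Xi$, that is, $\xi_n\to\xi$.

\emph{Convergence in $\mathcal V$.} The space $\mathrm H^0(\operatorname{End}E_\infty\otimes\Omega_C(\Theta))$ is finite-dimensional and a section vanishing off $\Theta$ is zero, so there are finitely many points $y_j\notin\operatorname{supp}\Theta$ at which evaluation is injective on it. Fiberwise injectivity of a map of vector bundles is an open condition. So near $\xi$, evaluation embeds $\mathcal V$ as a subbundle of $\bigoplus_j\operatorname{End}(\mathcal U_{y_j})\otimes\Omega_{C,y_j}\oplus\operatorname{Hom}(\mathbf C^r,\mathcal U_x)$, and it suffices to prove convergence there. For $y\in\{x,y_j\}$ choose $i_1,\dots,i_r$ such that $s_{i_1}(y),\dots,s_{i_r}(y)$ is a basis of $E(N)_y$, which is possible by global generation. The images of $e_{i_1},\dots,e_{i_r}$ trivialize $\mathcal U(N)_y$ near $\xi$, and at $\xi_n$ they are the vectors $s^n_{i_k}(y)\to s_{i_k}(y)$. So the matrices of $\varphi_n(y_j)$ and $\beta_n$ in these trivializations converge to those of $\varphi(y_j)$ and $\beta$.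
\end{proof}

As a first application, the argument of Lemma~\ref{lem:closedB} can be repeated for Higgs bundles.

\begin{lemma}\label{lem:closedDol}
The closed $G$-orbits in $R^{\mathrm{Dol}}_d$ are exactly the orbits of polystable Higgs bundles.
\end{lemma}

\begin{proof}
Choose a $C^\infty$ splitting $E=\bigoplus_iF_i$ of a Jordan--H\"older filtration, so that $\bar\partial$ and $\varphi$ are block upper triangular. Let $g_t$ act on $F_i$ by $t^{-i}$. Then $(g_t\bar\partial g_t^{-1},g_t\varphi g_t^{-1})$ has the same diagonal blocks, its $(i,j)$ block is multiplied by $t^{j-i}$, and as $t\to0$ it converges in $C^\infty$ to the structure of $\operatorname{gr}(E,\varphi)$. With a fixed frame $\beta$, these framed Higgs bundles are isomorphic to $(E,\bar\partial,\varphi,g_t(x)^{-1}\beta)$ and so lie in one $G$-orbit. By Lemma~\ref{lem:conv}, $(\operatorname{gr}(E,\varphi),\beta)$ lies in the closure of that orbit. If the orbit is closed, $(E,\varphi)\cong\operatorname{gr}(E,\varphi)$ is polystable. Conversely, a fiber of $R^{\mathrm{Dol}}_d\to M^{\mathrm{Dol}}_d$ is an S-equivalence class, which contains only one polystable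 isomorphism class, and $G$ permutes the frames transitively; so the polystable points of the fiber form one orbit, the closed one.
\end{proof}

\section{The space of unitarily framed harmonic bundles}\label{sec:Z}

In this section and the next $d=0$, and we write $R^{\mathrm{Dol}}$ and $M^{\mathrm{Dol}}$. A harmonic bundle with a unitary frame at $x$ is determined by its framed flat bundle, by Corollary~\ref{cor:unique}. This lets us define the space of such objects as a subspace of $R^{\mathrm B}$.

\begin{definition}
Let $Z\subset R^{\mathrm B}$, with the subspace topology, be the set of $\rho$ such that $V_\rho$ has a harmonic metric $h$ with $h(\tilde x)=1$. This metric $h_\rho$ is unique. Let $a\colon Z\to R^{\mathrm{Dol}}$ send $\rho$ to the Higgs bundle of $(V_\rho,h_\rho)$ with the frame of $V_\rho$. The \emph{Hitchin image} of $\rho\in Z$ is that of $a(\rho)$.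
\end{definition}

The Higgs bundle $a(\rho)$ has degree $0$, as $V_\rho$ is flat, and is polystable by Theorem~\ref{thm:HS}. For $k\in K$ the metric $kh_\rho k^{-1}$ is harmonic on $V_{k\rho k^{-1}}$ and equals $1$ at $\tilde x$. So $Z$ is $K$-stable, and $a$ is $K$-equivariant by the description of the action in Section~\ref{sec:betti}.

\begin{example}\label{ex:Zrank1}
Let $r=1$ and $h=e^w$. Then \eqref{eq:equiv} says $w(\gamma y)=w(y)-2\log|\rho(\gamma)|$, and harmonicity says $d{*}dw=0$. So $\psi=-\frac12dw$ is the harmonic $1$-form on $C$ with periods $\log|\rho(\gamma)|$, which exists and is unique by Hodge theory; $w$ is recovered from $\psi$ and $w(\tilde x)=0$. Hence $Z=R^{\mathrm B}$. The function $e^{-w/2}$ is parallel for $d_A=d-\psi$, and $s=ue^{-w/2}$ is a section of $V_\rho$ if and only if $u(\gamma y)=(\rho(\gamma)/|\rho(\gamma)|)u(y)$. So $a(\rho)$ is the unitary line bundle of $\rho/|\rho|$ with $\varphi=\psi^{1,0}$. In genus one, $\psi=b\,dz+\bar b\,d\bar z$ with $2\operatorname{Re}(b\gamma)=\log|\rho(\gamma)|$, as in Section~\ref{sec:elliptic}.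
\end{example}

To compare bundles $V_\rho$ for nearby $\rho$ we fix $\chi\in C^\infty_c(\tilde C)$ with $\chi\ge0$ and $\sum_{\gamma\in\Gamma}\chi(\gamma^{-1}y)=1$. To obtain it, take $\chi_0\ge0$ with compact support and positive on a compact fundamental domain, and divide by the locally finite sum $\sum_\gamma\chi_0(\gamma^{-1}y)$.

\subsection{Compactness}

\begin{proposition}\label{prop:compact}
Let $\rho_n\in Z$ have bounded Hitchin images. After passing to a subsequence, $\rho_n\to\rho$ in $R^{\mathrm B}$ with $\rho\in Z$, and $a(\rho_n)\to a(\rho)$ in $R^{\mathrm{Dol}}$.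
\end{proposition}

\begin{proof}
Write $h_n=h_{\rho_n}$ and $\psi_n=\varphi_n+\varphi_n^*=-\frac12h_n^{-1}dh_n$.

\emph{The representations.} By Lemma~\ref{lem:sup} there is $c_1$ with $|\psi_n(v)|_{h_n}\le c_1$ for all $n$ and all unit tangent vectors $v$. For a constant vector $u\in\mathbf C^r$ and a unit-speed path with velocity $v$,
\[
\Big|\frac d{dt}h_n(u,u)\Big|=2|h_n(\psi_n(v)u,u)|\le2c_1h_n(u,u).
\]
The normalization $h_n(\tilde x)=1$ is used here: integrating along a minimizing geodesic from $\tilde x$,
\begin{equation}\label{eq:C0}
e^{-2c_1\operatorname{dist}(\tilde x,y)}\le h_n(y)\le e^{2c_1\operatorname{dist}(\tilde x,y)} .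
\end{equation}
Since $h_n(\gamma\tilde x)=\rho_n(\gamma)^{-*}\rho_n(\gamma)^{-1}$, the matrices $\rho_n(\gamma)^{-1}$ are bounded for each $\gamma$; applying this to $\gamma^{-1}$, so are the $\rho_n(\gamma)$. As $\Gamma$ is finitely generated, a subsequence satisfies $\rho_n\to\rho\in R^{\mathrm B}$.

\emph{The metrics.} By \eqref{eq:C0}, $h_n$ and $h_n^{-1}$ are locally uniformly bounded, so the norm defined by $h_n$ is locally uniformly equivalent to the standard one, and $dh_n=-2h_n\psi_n$ is locally uniformly bounded. By \eqref{eq:harm}, so is $\Delta h_n$. Interior $L^p$ estimates bound $h_n$ in $W^{2,p}_{\mathrm{loc}}$ for all $p<\infty$, hence in $C^{1,\alpha}_{\mathrm{loc}}$. If $h_n$ is bounded in $C^{k,\alpha}_{\mathrm{loc}}$ with $k\geq1$, the right side of \eqref{eq:harm} is bounded in $C^{k-1,\alpha}_{\mathrm{loc}}$, and Schauder estimates bound $h_n$ in $C^{k+1,\alpha}_{\mathrm{loc}}$. A diagonal subsequence converges in $C^\infty_{\mathrm{loc}}$ to a map $h$, which is positive by \eqref{eq:C0}, satisfies \eqref{eq:equiv} for $\rho$ and \eqref{eq:harm}, and has $h(\tilde x)=1$. So $\rho\in Z$ and $h=h_\rho$;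 moreover $\psi_n\to\psi=-\frac12h^{-1}dh$ in $C^\infty_{\mathrm{loc}}$.

\emph{The Higgs bundles.} The structures $a(\rho_n)$ live on different bundles; to use Lemma~\ref{lem:conv} we move them to $V_\rho$. Put
\[
T_n(y)=\sum_{\gamma\in\Gamma}\chi(\gamma^{-1}y)\rho_n(\gamma)\rho(\gamma)^{-1}.
\]
Substituting $\gamma=\gamma'\gamma''$ gives $T_n(\gamma'y)=\rho_n(\gamma')T_n(y)\rho(\gamma')^{-1}$, so $T_n$ is a homomorphism $V_\rho\to V_{\rho_n}$. The sum is locally finite, so $T_n\to1$ in $C^\infty_{\mathrm{loc}}$, and for large $n$ the map $T_n$ is invertible on a compact fundamental domain, hence everywhere. Let $D_n,D$ be the flat connections of $V_{\rho_n},V_\rho$. The unitary connections are $D_n-\psi_n$ and $D-\psi$, and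
\begin{equation}\label{eq:transport}
T_n^{-1}(D_n-\psi_n)T_n-(D-\psi)=T_n^{-1}dT_n-T_n^{-1}\psi_nT_n+\psi\longrightarrow0,\qquad T_n^{-1}\psi_n^{1,0}T_n\longrightarrow\psi^{1,0}.
\end{equation}
These are forms on $C$ with values in $\operatorname{End}V_\rho$, so convergence in $C^\infty_{\mathrm{loc}}(\tilde C)$ is convergence in $C^\infty(C)$. The $(0,1)$-part of the first limit is the convergence of the holomorphic structures. The transported frames are $T_n(\tilde x)^{-1}\to1$. All these Higgs bundles are polystable, so Lemma~\ref{lem:conv} gives $a(\rho_n)\to a(\rho)$.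
\end{proof}

The hypothesis of Proposition~\ref{prop:compact} is automatic over compact subsets of $M^{\mathrm{Dol}}$. Over $M^{\mathrm B}$ we must bound a Higgs field knowing only the representation up to conjugation. The minimal energy is invariant under conjugation and is bounded above by the energy of any test metric, which is what is needed. For a semisimple $\rho$, the Higgs bundle defined by a harmonic metric on $V_\rho$ exists by Theorem~\ref{thm:CD}, and by Corollary~\ref{cor:unique} its isomorphism class depends only on the conjugacy class of $\rho$; we call its Hitchin image the Hitchin image of $\rho$.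

\begin{lemma}\label{lem:bounded}
Let $\rho'_n\to\rho'$ in $R^{\mathrm B}$ with all $\rho'_n$ semisimple. Then the Hitchin images of the $\rho'_n$ are bounded.
\end{lemma}

\begin{proof}
Put $h'_n(y)=\sum_\gamma\chi(\gamma^{-1}y)\rho'_n(\gamma)^{-*}\rho'_n(\gamma)^{-1}$. This is a convex combination of positive matrices, and the substitution $\gamma=\gamma'\gamma''$ shows that it satisfies \eqref{eq:equiv} for $\rho'_n$. The metrics $h'_n$ converge in $C^\infty_{\mathrm{loc}}$ to the metric given by the same formula for $\rho'$. The energy is $\int_{\tilde C}\chi\operatorname{tr}(\psi\wedge{*}\psi)$ with $\psi$ given by \eqref{eq:psi}, so $\mathcal E(h'_n)$ converges. By Lemma~\ref{lem:energy} the Higgs fields $\varphi_n$ of the harmonic metrics have bounded $\|\varphi_n\|^2$. For $a=a(z)\,dz^j\in\mathrm H^0(C,\Omega_C^{\otimes j})$ put $I(a)=\int_C|a(z)|^{2/j}\,i\,dz\wedge d\bar z$. The coefficient $a_j$ is a homogeneous polynomial of degree $j$ in the matrix entries, so $I(a_j(\varphi_n))\le c\|\varphi_n\|^2$. The function $I$ is continuous, homogeneous of degree $2/j$ and positive away from $0$ on a finite-dimensional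 space; it has a positive minimum on a unit sphere, so its sublevel sets are bounded.
\end{proof}

\subsection{The hypotheses of the comparison criterion}

\begin{proposition}\label{prop:Z}
\begin{itemize}
\item[(A)] The map $Z\to M^{\mathrm B}$ is proper, and $Z$ is closed in $R^{\mathrm B}$.
\item[(B)] The map $a$ is continuous.
\item[(C)] The map $Z\to M^{\mathrm{Dol}}$ is proper.
\item[(D)] The fibers of $Z\to M^{\mathrm B}$ and of $Z\to M^{\mathrm{Dol}}$ are single nonempty $K$-orbits that map into the closed $G$-orbits.
\item[(E)] For $\rho\in Z$ we have $G_\rho=G_{a(\rho)}$ as subgroups of $G$, and $G_\rho/K_\rho$ is contractible.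
\end{itemize}
\end{proposition}

\begin{proof}
The space $Z$ is metrizable, so continuity and compactness can be tested with sequences.

(A) Let $\rho_n\in Z$ have images in a compact set $L\subset M^{\mathrm B}$. Let $\mathcal K\subset R^{\mathrm B}$ be as in Lemma~\ref{lem:KN}. By parts (c) and (d) of that lemma there are $\rho'_n\in\mathcal K$ over the same points, lying in closed orbits, and a subsequence of $\rho'_n$ converges. By Theorem~\ref{thm:CD} and Lemma~\ref{lem:closedB}, $\rho_n$ also lies in the closed orbit of its fiber. So $\rho_n$ and $\rho'_n$ are semisimple and conjugate, and have the same Hitchin image, which is bounded by Lemma~\ref{lem:bounded}. By Proposition~\ref{prop:compact} a subsequence of $\rho_n$ converges to a point of $Z$, whose image lies in the closed set $L$. This proves properness. If $\rho_n\in Z$ converge to $\rho\in R^{\mathrm B}$, their images converge in $M^{\mathrm B}$ and so lie in a compact set; a subsequence converges in $Z$, and $\rho\in Z$.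

(B) Let $\rho_n\to\rho$ in $Z$. The Hitchin images are bounded by Lemma~\ref{lem:bounded}. By Proposition~\ref{prop:compact} every subsequence has a further subsequence along which $a(\rho_n)\to a(\rho)$. Hence $a(\rho_n)\to a(\rho)$.

(C) Let $\rho_n\in Z$ have images in a compact set $L\subset M^{\mathrm{Dol}}$. The Hitchin images are bounded, by the last statement of Proposition~\ref{prop:RDol}. By Proposition~\ref{prop:compact} a subsequence converges to some $\rho\in Z$ with $a(\rho_n)\to a(\rho)$, so the image of $\rho$ lies in $L$.

(D) Points of $Z$ are semisimple and points of $a(Z)$ are polystable, so they lie in closed orbits by Lemmas~\ref{lem:closedB} and~\ref{lem:closedDol}. Let $m\in M^{\mathrm B}$, respectively $m\in M^{\mathrm{Dol}}$. The closed orbit over $m$ consists of a semisimple flat bundle, respectively a polystable Higgs bundle, with all its frames. It has a harmonic metric by Theorem~\ref{thm:CD}, respectively Theorem~\ref{thm:HS}. Choose a unitary frame at $x$; the underlying framed flat bundle is $V_\rho$ for some $\rho$, and then $\rho\in Z$ lies over $m$. If $\rho,\rho'\in Z$ lie over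 the same $m$, then they, respectively $a(\rho)$ and $a(\rho')$, lie in the same orbit, so the flat, respectively Higgs, bundles are isomorphic. By Corollary~\ref{cor:unique} there is a flat isometry $(V_\rho,h_\rho)\to(V_{\rho'},h_{\rho'})$. It is a constant matrix $k$ with $\rho'=k\rho k^{-1}$ by \eqref{eq:equiv}, and $k\in K$ because both metrics equal $1$ at $\tilde x$. Conversely both maps are $K$-invariant, so each fiber is exactly one $K$-orbit.

(E) Identify the algebra $\mathfrak A$ of Corollary~\ref{cor:end} for $(V_\rho,h_\rho)$ with its image in $M_r(\mathbf C)$ under evaluation at $x$. The group $G_\rho$ consists of the flat automorphisms and $G_{a(\rho)}$ of the Higgs automorphisms (Proposition~\ref{prop:RDol}), so both equal $\mathfrak A^\times=\mathfrak A\cap G$, and $K_\rho=\mathfrak A\cap K$. Since the frame is unitary, $\mathfrak A$ is closed under conjugate transposition. For $u\in\mathfrak A^\times$ the matrix $p=(uu^*)^{1/2}$ and its inverse are polynomials in $uu^*$, so $p\in\mathfrak A\cap\mathcal P$ and $p^{-1}u\in\mathfrak A\cap K$. Thus the polar decomposition restricts to a homeomorphism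 $(\mathfrak A\cap\mathcal P)\times K_\rho\cong\mathfrak A^\times$, and $G_\rho/K_\rho\cong\mathfrak A\cap\mathcal P$ is convex.
\end{proof}

\section{Proof of the theorems in degree zero}\label{sec:proof0}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:Z}(A), $Z$ is locally compact and Hausdorff. By Propositions~\ref{prop:RDol} and~\ref{prop:Z}, Proposition~\ref{prop:compare} applies both to the inclusion $\iota\colon Z\to R^{\mathrm B}$ over $M^{\mathrm B}$ and to $a\colon Z\to R^{\mathrm{Dol}}$ over $M^{\mathrm{Dol}}$. So for all $q$ and $n$ we have isomorphisms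
\begin{equation}\label{eq:zigzag}
\mathrm H^q(R^{\mathrm B}_{[n]};\Lambda)\ \xrightarrow{\ \iota^*\ }\ \mathrm H^q(Z_{[n]};\Lambda)\ \xleftarrow{\ a^*\ }\ \mathrm H^q(R^{\mathrm{Dol}}_{[n]};\Lambda).
\end{equation}
Being pullbacks along continuous maps, they respect cup products and commute with restriction from level $n+1$ to level $n$. For $2n\ge q$ the outer groups are $\mathrm H^q_G(R^{\mathrm B};\Lambda)=\mathrm H^q(\mathfrak M^{\mathrm{Betti}}_{g,r};\Lambda)$ and $\mathrm H^q_G(R^{\mathrm{Dol}};\Lambda)=\mathrm H^q(\mathfrak M^{\mathrm{Dol}}_{r,0}(C);\Lambda)$ by Section~\ref{sec:conv}. The resulting isomorphism in degree $q$ does not depend on $n$, and taking $2n\ge q+q'$ shows that it is multiplicative on classes of degrees $q$ and $q'$. The statement on the de Rham stack follows with $\Lambda=\mathbf Q$ from the first isomorphism in \eqref{eq:RH}.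
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degree}\textup{(a), (b)} for $d=0$]
By Proposition~\ref{prop:Z} the maps $Z/K\to M^{\mathrm B}$ and $Z/K\to M^{\mathrm{Dol}}$ are continuous, proper and bijective. A proper map to a locally compact Hausdorff space is closed, so both are homeomorphisms. Let $\Psi$ be the composite $M^{\mathrm{Dol}}\cong Z/K\cong M^{\mathrm B}$. For an open $U\subset M^{\mathrm B}$, the preimages in $Z$ of $U$ and of $\Psi^{-1}(U)$ are the same open set. Proposition~\ref{prop:compare} over $U$ and over $\Psi^{-1}(U)$ gives the analogue of \eqref{eq:zigzag}, and we conclude as before; the isomorphisms commute with restriction to smaller open sets because $\iota^*$ and $a^*$ do.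
\end{proof}

\begin{example}
Let $g=1$. Orthogonal sums of the metrics of Example~\ref{ex:Zrank1} show that diagonal pairs lie in $Z$; every semisimple representation of $\mathbf Z^2$ is conjugate to one, so by Proposition~\ref{prop:Z}(D) the space $Z$ is the set of commuting normal pairs of Section~\ref{sec:elliptic}. The maps $(A,B)\mapsto((AA^*)^{-t/2}A,(BB^*)^{-t/2}B)$, $t\in[0,1]$, replace each eigenvalue $\lambda$ by $\lambda/|\lambda|^t$ in a common unitary eigenbasis, and form a $K$-equivariant deformation retraction of $Z$ onto $\operatorname{Hom}(\mathbf Z^2,U(r))$. So both stacks have the cohomology $\mathrm H^*_{U(r)}(\operatorname{Hom}(\mathbf Z^2,U(r));\Lambda)$.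
\end{example}

\section{Arbitrary degree}\label{sec:degree}

We now prove Theorem~\ref{thm:degree} for all $d$. If $g=0$, Example~\ref{ex:genus0} shows that $R^{\mathrm B}_d$ and $R^{\mathrm{Dol}}_d$ are both empty when $r\nmid d$; when $r\mid d$ both are a point, since $\operatorname{Aut}(\mathcal O(k)^r)=G$ permutes the frames transitively. This gives (a) and (b) for $g=0$. Until Section~\ref{sec:gcd} let $g\ge1$ and $\mu=d/r$.

A bundle of nonzero degree has no flat connection. If a metric solves \eqref{eq:hitchind}, then $D=d_A+\varphi+\varphi^*$ has curvature $F_A+[\varphi,\varphi^*]+d_A\psi$ with $d_A\psi=0$, so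
\begin{equation}\label{eq:central}
D^2=-2\pi i\mu\,\omega\,\mathrm{Id}.
\end{equation}
Pairs $(E,D)$ satisfying \eqref{eq:central} replace flat bundles; by the Chern--Weil formula $\deg E=\frac i{2\pi}\int\operatorname{tr}D^2=d$. We first show that they are parametrized by the twisted representation variety, then that they can be described by the same functions on $\tilde C$ as before.

\subsection{Connections with central curvature and twisted representations}

Fix $p\ne x$ in $C$ and put $C^\circ=C\setminus\{p\}$. The group $\Pi=\pi_1(C^\circ,x)$ is free on generators $a_i,b_i$, $1\le i\le g$, such that $c=\prod_i[a_i,b_i]$ is a loop around $p$, and $\Gamma$ is the quotient of $\Pi$ by the normal subgroup $\Pi_0$ generated by $c$. Since $\mathrm H^2(C^\circ;\mathbf R)=0$, there is a real $1$-form $\vartheta$ on $C^\circ$ with $d\vartheta=\omega$. Let $\eta$ be a real smooth $1$-form with $d\eta=\omega$ on an open disk $B\ni p$. The form $\vartheta-\eta$ is closed on $B\setminus\{p\}$. For a smaller closed disk $B'$ around $p$, Stokes' theorem gives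
\[
\int_{\partial B'}(\vartheta-\eta)=-\int_{C\setminus B'}\omega-\int_{B'}\omega=-1 .
\]

Let $(E,D)$ satisfy \eqref{eq:central}. Then $\nabla=D+2\pi i\mu\vartheta$ is flat on $C^\circ$, and $\nabla_0=D+2\pi i\mu\eta$ is flat on $B$, so has a flat frame $e_0$ on $B$. As $\nabla=\nabla_0+2\pi i\mu(\vartheta-\eta)$, along any path in $B\setminus\{p\}$ the frame
\begin{equation}\label{eq:lambda}
\lambda e_0,\qquad\lambda=\exp\Big(-2\pi i\mu\int(\vartheta-\eta)\Big),
\end{equation}
is $\nabla$-parallel. So the representation $\rho\colon\Pi\to G$ attached to $\nabla$ and a frame at $x$ has $\rho(c)=\epsilon\,\mathrm{Id}$, where $\epsilon=e^{\pm2\pi i\mu}$ and the sign depends only on orientation conventions. Conversely, let $\rho(c)=\epsilon\,\mathrm{Id}$, let $(V,\nabla)$ be the flat bundle of $\rho$ on $C^\circ$, and put $D=\nabla-2\pi i\mu\vartheta$. Then $\nabla_0=\nabla-2\pi i\mu(\vartheta-\eta)$ is flat on $B\setminus\{p\}$ with trivial holonomy. A $\nabla_0$-flat frame extends $V$ over $p$ to a bundle $E_\rho$, on which $D=\nabla_0-2\pi i\mu\eta$ is smooth and satisfies \eqref{eq:central}. The two constructions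 are inverse up to isomorphism, because a $\nabla$-flat isomorphism on $C^\circ$ maps $\nabla_0$-flat frames to $\nabla_0$-flat frames and so extends over $p$. Thus framed pairs $(E,D,\beta)$ are parametrized, $G$-equivariantly, by the affine variety
\[
R_\epsilon=\{\rho\in\operatorname{Hom}(\Pi,G):\rho(c)=\epsilon\,\mathrm{Id}\}=\Big\{(A_i,B_i):\prod_i[A_i,B_i]=\epsilon\,\mathrm{Id}\Big\}.
\]
The sign in $\epsilon$ is immaterial. Put $A'_i=B_{g+1-i}$ and $B'_i=A_{g+1-i}$. Then $[A'_i,B'_i]=[A_{g+1-i},B_{g+1-i}]^{-1}$, so $\prod_i[A'_i,B'_i]=(\prod_i[A_i,B_i])^{-1}$, and we obtain a $G$-equivariant isomorphism $R_\epsilon\cong R_{\epsilon^{-1}}$. In either case $R_\epsilon\cong R^{\mathrm B}_d$, and we use this to identify $R_\epsilon/\!/G$ with $M^{\mathrm B}_d$. The proof of Lemma~\ref{lem:closedB}, with $\Pi$ in place of $\Gamma$, shows that the closed orbits in $R_\epsilon$ are those of semisimple $\rho$.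

\subsection{Metrics and homomorphisms as functions on the universal cover}

The analysis of Section~\ref{sec:Z} took place on $\tilde C$, whereas $E_\rho$ is trivialized by flat frames only on the universal cover of $C^\circ$. The discrepancy is a scalar of modulus one, which metrics and homomorphisms do not see.

An element of $\Pi_0$ is a product of conjugates of $c^{\pm1}$, so $\rho|_{\Pi_0}$ takes values in the powers of $\epsilon$ and is the same character for all $\rho\in R_\epsilon$. Hence for $\rho,\rho'\in R_\epsilon$ and $\gamma\in\Pi$, the operations $h\mapsto\rho(\gamma)^{-*}h\rho(\gamma)^{-1}$ and $T\mapsto\rho'(\gamma)T\rho(\gamma)^{-1}$ depend only on the image of $\gamma$ in $\Gamma$, and the conditions \eqref{eq:equiv} make sense for $\gamma\in\Gamma$.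

\begin{lemma}\label{lem:functions}
Let $\rho,\rho'\in R_\epsilon$. Smooth metrics on $E_\rho$ and smooth homomorphisms $E_\rho\to E_{\rho'}$ over $C$ correspond to smooth maps $h\colon\tilde C\to\mathcal P$ and $T\colon\tilde C\to M_r(\mathbf C)$ satisfying \eqref{eq:equiv}. The connection induced on homomorphisms is $d$, and the self-adjoint part of $D$ with respect to $h$ is given by \eqref{eq:psi}.
\end{lemma}

\begin{proof}
Let $\tilde C^\circ\subset\tilde C$ be the preimage of $C^\circ$, and let $\hat C\to\tilde C^\circ\to C^\circ$ be the universal cover, with a base point over $\tilde x$; the group of $\hat C\to\tilde C^\circ$ is $\Pi_0$. In the $\nabla$-flat frames $e,e'$ on $\hat C$, metrics and homomorphisms over $C^\circ$ are functions on $\hat C$ satisfying \eqref{eq:equiv} for $\gamma\in\Pi$. They are $\Pi_0$-invariant, so they descend to $\tilde C^\circ$. It remains to examine smoothness at a point over $p$. Let $\hat B$ be a component of the preimage of $B\setminus\{p\}$ in $\hat C$ and $\hat y\in\hat B$. Let $e_0,e'_0$ be the $\nabla_0$-flat frames of $E_\rho,E_{\rho'}$ on $B$ that agree with $e,e'$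 at $\hat y$. By \eqref{eq:lambda}, with integration starting at $\hat y$, we have $e=\lambda e_0$ and $e'=\lambda e'_0$ on $\hat B$, with the same function $\lambda$ of modulus one. So the Gram matrix of a metric is the same in $e$ and in $e_0$, and the matrix of a homomorphism is the same in $e,e'$ and in $e_0,e'_0$. Since $e_0,e'_0$ are smooth frames over $p$, the first claim follows. The connections $D$ and $\nabla$ differ by the scalar form $2\pi i\mu\vartheta$, which cancels in the induced connection on homomorphisms and, being imaginary, does not change the self-adjoint part. So the last two claims hold on $\tilde C^\circ$, and on $\tilde C$ by continuity.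
\end{proof}

\subsection{The argument in degree $d$}

Define a \emph{harmonic bundle of slope $\mu$} by $\bar\partial_A\varphi=0$ and \eqref{eq:hitchind}. We go through Sections~\ref{sec:harmonic}--\ref{sec:proof0}, with pairs $(E,D)$ satisfying \eqref{eq:central} in place of flat bundles.

\emph{Section~\ref{sec:harmonic}.} For such a pair and a metric $h$, the right side of \eqref{eq:central} is skew-adjoint, so the self-adjoint and skew-adjoint parts of \eqref{eq:central} are $d_A\psi=0$ and \eqref{eq:hitchind}. Hence $d_A{*}\psi=0$ is again equivalent to $\bar\partial_A\varphi=0$, that is, to having a harmonic bundle of slope $\mu$. For two such bundles the central terms cancel in \eqref{eq:hom}, so $\operatorname{Hom}(E_1,E_2)$ is a harmonic bundle in the original sense. Corollaries~\ref{cor:end} and~\ref{cor:unique} apply Lemma~\ref{lem:kahler} only to such bundles, so they hold. The proof of Lemma~\ref{lem:energy} does not use the curvature of $D$. The proof of Lemma~\ref{lem:sup} uses $F_A$ only through $[F_A,f]$, where the central term drops out.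

\emph{Existence.} On the Higgs side Theorem~\ref{thm:HS} was stated for all $d$. On the Betti side we replace Theorem~\ref{thm:CD} by Lemma~\ref{lem:CDd} below, which rests on the following form of the same theorem. Identify $\mathrm{SL}_r(\mathbf C)/SU(r)$ with $\mathcal P_1=\{h_1\in\mathcal P:\det h_1=1\}$, on which $g\in G$ acts by $h_1\mapsto|\det g|^{2/r}g^{-*}h_1g^{-1}$; scalars act trivially, so this is an action of $\mathrm{PGL}_r(\mathbf C)$. A map $h_1\colon\tilde C\to\mathcal P_1$ is harmonic when $d{*}(h_1^{-1}dh_1)=0$.

\begin{theorem}[Donaldson \cite{Donaldson}, Corlette \cite{Corlette}]\label{thm:CDP}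
A representation $\Gamma\to\mathrm{PGL}_r(\mathbf C)$ admits an equivariant harmonic map $\tilde C\to\mathrm{SL}_r(\mathbf C)/SU(r)$ if and only if its image has reductive Zariski closure.
\end{theorem}

\begin{lemma}\label{lem:CDd}
For $\rho\in R_\epsilon$, the pair $(E_\rho,D)$ admits a harmonic metric if and only if $\rho$ is semisimple.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:functions}, on $\operatorname{End}E_\rho$ we have $d_A=d-[\psi,\cdot]$ with $\psi$ given by \eqref{eq:psi}, so the computation of Section~\ref{sec:betti} shows that $h$ is harmonic if and only if $d{*}(h^{-1}dh)=0$. Write $h=e^wh_1$ with $\det h_1=1$. Then $h^{-1}dh=dw+h_1^{-1}dh_1$ is the decomposition into scalar and trace-free parts, so the equation splits into $d{*}dw=0$ and $d{*}(h_1^{-1}dh_1)=0$. Condition \eqref{eq:equiv} splits into $w(\gamma y)=w(y)-\frac2r\log|\det\rho(\gamma)|$ and equivariance of $h_1$ for the induced representation $\bar\rho\colon\Gamma\to\mathrm{PGL}_r(\mathbf C)$. The problem for $w$ is always solvable: take a primitive on $\tilde C$ of the harmonic $1$-form on $C$ whose periods are given by the homomorphism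 $-\frac2r\log|\det\rho|\colon\Gamma\to\mathbf R$. By Theorem~\ref{thm:CDP} the problem for $h_1$ is solvable if and only if the Zariski closure $\bar H$ of $\bar\rho(\Gamma)$ is reductive.

Let $H\subset G$ be the preimage of $\bar H$. If $H$ is reductive, so is its quotient $\bar H$. If $\bar H$ is reductive, the unipotent radical of $H$ maps trivially to $\bar H$, so consists of unipotent scalars and is trivial. Next, $H$ is reductive if and only if $\mathbf C^r$ is a semisimple $H$-module: in characteristic $0$ representations of reductive groups are semisimple; conversely the unipotent radical has nonzero fixed vectors in each simple summand, these form an $H$-stable subspace, so it acts trivially on $\mathbf C^r$. Finally $H$ is the Zariski closure $H'$ of $\mathbf C^\times\rho(\Pi)$: we have $H'\subset H$, and the image of $H'$ in $\mathrm{PGL}_r$ is a closed subgroup containing $\bar\rho(\Gamma)$, hence $\bar H$, so $H\subset H'$ as $H'$ contains the scalars. Thus $H$ and $\rho(\Pi)$ have the same invariant subspaces, and $\mathbf C^r$ is $H$-semisimple if and only if $\rho$ is semisimple.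
\end{proof}

\emph{Sections~\ref{sec:framed}--\ref{sec:proof0}.} The Dolbeault space was constructed for all $d$. Let $Z\subset R_\epsilon$ be the set of $\rho$ such that $E_\rho$ has a harmonic metric with $h(\tilde x)=1$, and let $a\colon Z\to R^{\mathrm{Dol}}_d$ be defined as before. In the proof of Proposition~\ref{prop:compact}, formulas \eqref{eq:psi} and \eqref{eq:harm} hold by Lemma~\ref{lem:functions} and the first sentence of the proof of Lemma~\ref{lem:CDd}, so the estimates on $h_n$ are unchanged. For $\gamma\in\Pi$ the matrix $\rho_n(\gamma)^{-*}\rho_n(\gamma)^{-1}$ is the value of $h_n$ at the translate of $\tilde x$ by the image of $\gamma$ in $\Gamma$; this bounds $\rho_n(\gamma)^{\pm1}$ on the generators of $\Pi$. The sums over $\Gamma$ defining $T_n$, and the test metrics $h'_n$ of Lemma~\ref{lem:bounded}, are well defined, and they are homomorphisms and metrics by Lemma~\ref{lem:functions}. Formula \eqref{eq:transport} holds with $D_n,D$ the connections of $E_{\rho_n},E_\rho$, since $D_nT_n-T_nD=dT_n$. In Proposition~\ref{prop:Z}, a polystable Higgs bundle with a solution of \eqref{eq:hitchind} and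 a unitary frame satisfies \eqref{eq:central} and so is $E_\rho$ for some $\rho\in Z$; homomorphisms compatible with the connections are the constant matrices $T$ satisfying \eqref{eq:equiv}, which gives (D) and (E) as before. Hence Proposition~\ref{prop:Z} holds for $R_\epsilon$ and $R^{\mathrm{Dol}}_d$, and the two proofs of Section~\ref{sec:proof0} give parts (a) and (b) of Theorem~\ref{thm:degree}.

\subsection{Dependence on the degree}\label{sec:gcd}

It remains to prove (c), for any $g\ge0$. By (a), $\dim\mathrm H^k(\mathfrak M^{\mathrm{Dol}}_{r,d}(C);\mathbf Q)=\dim\mathrm H^k_G(R^{\mathrm B}_d;\mathbf Q)$, and the right side does not involve the curve $C$ but only $k,g,r,d$. Let $\gcd(r,d)=\gcd(r,d')$. Then $e^{2\pi id/r}$ and $e^{2\pi id'/r}$ are roots of unity of the same order $r/\gcd(r,d)$, so they are Galois conjugate over $\mathbf Q$ and some field automorphism $\sigma$ of $\mathbf C$ maps the first to the second. Base change along $\sigma$ carries $R^{\mathrm B}_d$ with its $G$-action to $R^{\mathrm B}_{d'}$, as all other coefficients in the equations are integers. The automorphism $\sigma$ need not be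 continuous, so we pass through \'etale cohomology, and for this we need algebraic models of the approximations.

Let $\mathrm{St}_n$ be the variety of injective linear maps $\mathbf C^r\to\mathbf C^{n+r}$. It is a Zariski locally trivial principal $G$-bundle over the Grassmannian of $r$-planes, defined over $\mathbf Q$. So $Y_{d,n}=(R^{\mathrm B}_d\times\mathrm{St}_n)/G$ is a scheme of finite type over $\mathbf C$, and base change along $\sigma$ carries $Y_{d,n}$ to $Y_{d',n}$. The inclusion $S_n\subset\mathrm{St}_n$ induces a map $(R^{\mathrm B}_d)_{[n]}\to Y_{d,n}$ of fiber bundles over the Grassmannian $S_n/K=\mathrm{St}_n/G$ that is the identity on the fibers $R^{\mathrm B}_d$ in local trivializations coming from local sections of $S_n$, hence a homeomorphism. The schemes $Y_{d,n}$ and $Y_{d',n}$ are isomorphic as abstract schemes, so they have the same $\ell$-adic cohomology, and by the comparison theorem between $\ell$-adic and singular cohomology they have the same Betti numbers. Taking $2n\ge k$ gives $\dim\mathrm H^k_G(R^{\mathrm B}_d;\mathbf Q)=\dim\mathrm H^k_G(R^{\mathrm B}_{d'};\mathbf Q)$. This proves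 (c) and completes the proof of Theorem~\ref{thm:degree}.

\begin{thebibliography}{9}

\bibitem{Corlette} Corlette (1988).

\bibitem{Donaldson} Donaldson (1987).

\bibitem{Hennecart} Lucien Hennecart, \emph{Nonabelian Hodge isomorphisms for stacks and cohomological Hall algebras}, arXiv:2307.09920 (2023).

\bibitem{Hitchin} Hitchin (1987).

\bibitem{KempfNess} Kempf and Ness (1979).

\bibitem{Nitsure} Nitsure (1991).

\bibitem{Simpson88} Simpson (1988).

\bibitem{SimpsonModuli} Simpson, \emph{Moduli of representations\dots\ I}.

\end{thebibliography}
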